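\title{ABCT varieties are positive geometries}

\begin{abstract}
The ABCT variety $V(k,n)\subset\mathrm{Gr}(k,n)$ is the closure of the image of $\mathrm{Gr}(2,n)$ under the rational map that applies the Veronese map of degree $k-1$ to each column of a $2\times n$ matrix. We prove that $V(k,n)$, together with the closure of the image of the totally positive Grassmannian $\mathrm{Gr}(2,n)_{>0}$, is a positive geometry for all $2\le k\le n-2$. This confirms Lam's conjecture. The proof stratifies $V(k,n)$ by products of moduli spaces $M_{0,m}$ with tori, indexed by trees whose edges carry integer intervals. All iterated boundary components are closures of such strata, and their canonical forms are products of Parke--Taylor forms with $d\log$ forms of tori. Uniqueness of the canonical forms follows from a degree count.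
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The ABCT variety}
Let $\mathrm{Gr}(k,n)$ be the Grassmannian of $k$-dimensional subspaces of $\mathbb C^n$. Its points are full-rank $k\times n$ matrices modulo left multiplication by $\mathrm{GL}(k)$, and the maximal minors $p_I$, indexed by the $k$-subsets $I$ of $[n]=\{1,\dots,n\}$, embed it in $\mathbb P^N=\mathbb P(\wedge^k\mathbb C^n)$. The totally positive part $\mathrm{Gr}(2,n)_{>0}$ of $\mathrm{Gr}(2,n)$ is the set of real points whose Pl\"ucker coordinates $p_{ij}$, $i<j$, are all nonzero and of the same sign.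

Apply the Veronese map $\mathbb C^2\to S^{k-1}\mathbb C^2\cong\mathbb C^k$, $v\mapsto v\otimes\dots\otimes v$, to each column of a $2\times n$ matrix:
\[
\begin{pmatrix} \alpha_1 & \cdots & \alpha_n\\ \beta_1 & \cdots & \beta_n\end{pmatrix}
\longmapsto
\begin{pmatrix} \alpha_1^{k-1} & \cdots & \alpha_n^{k-1}\\ \alpha_1^{k-2}\beta_1 & \cdots & \alpha_n^{k-2}\beta_n\\ \vdots & & \vdots\\ \beta_1^{k-1} & \cdots & \beta_n^{k-1}\end{pmatrix}.
\]
This descends to a rational map $\theta_{k-1}\colon\mathrm{Gr}(2,n)\dashrightarrow\mathrm{Gr}(k,n)$. With $z_i=\beta_i/\alpha_i$, the Vandermonde determinant gives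
\begin{equation}\label{eq:vdm}
p_I(\theta_{k-1}(a))=\prod_{i\in I}\alpha_i^{k-1}\prod_{i<j\in I}(z_j-z_i)=\prod_{i<j\in I}p_{ij}(a).
\end{equation}
The map is undefined where all these products vanish, for example at $\langle e_i,e_j\rangle$ when $k>2$. The \emph{ABCT variety} and its nonnegative part are
\[
V(k,n)=\overline{\theta_{k-1}(\mathrm{Gr}(2,n))},\qquad V(k,n)_{\ge0}=\overline{\theta_{k-1}(\mathrm{Gr}(2,n)_{>0})},
\]
where the first closure is taken in the Zariski topology and the second in the Euclidean topology. A general point of $V(k,n)$ is a matrix whose columns represent $n$ points of $\mathbb P^{k-1}$ on a rational normal curve; for $k=3$, on a conic. Since $\dim V(k,n)\le 2(n-2)$ and $k(n-k)-2(n-2)=(k-2)(n-k-2)$, the variety $V(k,n)$ is a proper subvariety of $\mathrm{Gr}(k,n)$ when $k\ge3$ and $n\ge k+3$.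

\subsection{Positive geometries}
We recall the definition of Arkani-Hamed, Bai and Lam. Let $X$ be an irreducible complex projective variety of dimension $d$ defined over $\mathbb R$, and let $X_{\ge0}\subset X(\mathbb R)$ be a closed semialgebraic set that is the closure of its interior $X_{>0}$, where $X_{>0}$ is an oriented real $d$-manifold. (``Interior'' always means interior in the space of real points.) Put $\partial X_{\ge0}=X_{\ge0}\setminus X_{>0}$. The \emph{boundary components} are the irreducible components $H$ of dimension $d-1$ of the Zariski closure of $\partial X_{\ge0}$. Each carries the set $H_{\ge0}$, the closure of the interior of $H(\mathbb R)\cap X_{\ge0}$, with the induced orientation. The pair $(X,X_{\ge0})$ is a \emph{positive geometry} if there is a unique nonzero rational top-degree form $\Omega(X,X_{\ge0})$, the \emph{canonical form}, with the following properties.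
\begin{enumerate}
\item[(i)] If $d=0$, then $X$ is a point, $X_{\ge0}=X$, and $\Omega=\pm1$ according to the orientation.
\item[(ii)] If $d>0$, then every boundary component $(H,H_{\ge0})$ is a positive geometry of dimension $d-1$; the form $\Omega(X,X_{\ge0})$ has poles only along the boundary components; these poles are simple, and $\mathrm{Res}_H\,\Omega(X,X_{\ge0})=\Omega(H,H_{\ge0})$ for each $H$.
\end{enumerate}
All varieties in this paper turn out to be smooth at the generic point of each prime divisor $H$, so orders of poles and residues are computed with a local equation $s$ of $H$: if $\Omega=\frac{ds}{s}\wedge\eta$ with $\eta$ regular, then $\mathrm{Res}_H\Omega=\eta|_H$. If $s>0$ on $X_{>0}$, the induced orientation $o_H$ is defined by $o_X=ds\wedge o_H$. (For the outward convention, replace every $\Omega(X)$ by $(-1)^{\dim X}\Omega(X)$.)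

The basic example is $[0,1]\subset\mathbb P^1$ with $\Omega=\frac{dz}{z(1-z)}$. The residues are $+1$ at $0$ and $-1$ at $1$, as the induced orientations require, and $\Omega$ is unique because $\mathbb P^1$ carries no nonzero $1$-form without poles.

\subsection{The problem and the results}
Lam's conjecture, which we take from the paper of Shen and Ventura \cite{SV}, asks whether $(V(k,n),V(k,n)_{\ge0})$ is a positive geometry for all $k\ge3$ and $n\ge k+3$. We prove that it is.

\begin{theorem}\label{thm:main}
For $2\le k\le n-2$, and in particular for $k\ge3$ and $n\ge k+3$, the pair $(V(k,n),V(k,n)_{\ge0})$ is a positive geometry.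
\end{theorem}

To describe the structure we need some notation. For a finite set $L$ with $|L|\ge3$, let $M_{0,L}$ be the space of configurations of distinct points of $\mathbb P^1$ indexed by $L$, modulo $\mathrm{PGL}_2$; write $M_{0,n}=M_{0,[n]}$. Moving three of the points to $0,1,\infty$ (a \emph{gauge}) identifies $M_{0,L}$ with an open subset of $\mathbb C^{|L|-3}$. In the gauge $(z_1,z_{n-1},z_n)=(0,1,\infty)$ the Parke--Taylor form on $M_{0,n}$ is, up to sign,
\[
\omega_{PT}=\frac{dz_2\wedge\dots\wedge dz_{n-2}}{(z_2-z_1)(z_3-z_2)\cdots(z_{n-1}-z_{n-2})},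
\]
and on the torus $(\mathbb C^*)^n/\mathbb C^*$ we put $\omega_T=d\log(t_1/t_n)\wedge\dots\wedge d\log(t_{n-1}/t_n)$. We write $\mathrm{Gr}(2,n)_{\ge0}=V(2,n)_{\ge0}$ for the closure of $\mathrm{Gr}(2,n)_{>0}$. If $\theta$ is a finite \'etale covering, the \emph{trace} $\theta_*\eta$ of a form $\eta$ is the sum of the pullbacks of $\eta$ along the local inverse branches of $\theta$.

\begin{theorem}\label{thm:structure}
Let $2\le k\le n-2$, $\theta=\theta_{k-1}$, and $M(p)=\{I:p_I\ne0\}$ for $p\in\mathrm{Gr}(k,n)$.
\begin{enumerate}
\item[(a)] The interior of $V(k,n)_{\ge0}$ in $V(k,n)(\mathbb R)$ is $\theta(\mathrm{Gr}(2,n)_{>0})$, an open ball of dimension $2n-4$. The variety $V(k,n)$ is smooth at the generic point of each of its prime divisors.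
\item[(b)] On $V^\circ=V(k,n)\cap\{p_I\ne0\ \forall I\}\cong M_{0,n}\times(\mathbb C^*)^n/\mathbb C^*$ the canonical form $\Omega(V)$ of $V(k,n)$ is $\pm\,\omega_{PT}\wedge\omega_T$. With orientations matched by $\theta$, we have $\theta^*\Omega(V)=(k-1)^{n-1}\Omega(\mathrm{Gr}(2,n)_{\ge0})$ and $\theta_*\Omega(\mathrm{Gr}(2,n)_{\ge0})=\Omega(V)$.
\item[(c)] The boundary components are exactly the closures of the sets
\[
\bigl\{p\in V(k,n):\ M(p)=\{I: e\le|I\cap S|\le e+1\}\bigr\},
\]
where $S$ is a cyclic interval of $[n]$ with $2\le|S|\le n-2$ and both of the following hold: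
\begin{itemize}
\item $|S|=2$ and $e\in\{0,1\}$, or $1\le e\le|S|-2$;
\item $|S^c|=2$ and $k-1-e\in\{0,1\}$, or $1\le k-1-e\le|S^c|-2$.
\end{itemize}
The pairs $(S,e)$ and $(S^c,k-1-e)$ give the same component.
\item[(d)] Every iterated boundary component is one of the varieties $X_D$ of Section~\ref{sec:XD}, with the canonical form $\Omega_D$ of Section~\ref{sec:forms}.
\end{enumerate}
\end{theorem}

\subsection{What has to be proved}
The candidate for the canonical form is easy to guess. By \eqref{eq:vdm}, a point of $\theta(\mathrm{Gr}(2,n)_{>0})$ is given by an ordered configuration $0=z_1<z_2<\dots<z_{n-1}=1$, $z_n=\infty$, and positive column scalings. The scalings range over an orthant, whose natural form is $\omega_T$, and for $n=4$ the form $\omega_{PT}$ is the form $\frac{dz}{z(1-z)}$ of the interval. So one expects $\omega_{PT}\wedge\omega_T$. The work lies at the boundary, and there are three difficulties.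

First, the boundary of $V(k,n)_{\ge0}$ cannot be read off from that of $\mathrm{Gr}(2,n)_{\ge0}$, because $\theta$ is undefined at many boundary points. By Theorem~\ref{thm:structure}(c), $\mathrm{Gr}(2,6)_{\ge0}$ has $6$ boundary components and $V(3,6)_{\ge0}$ has $15$; see Section~\ref{sec:conic}. Second, the definition is recursive, so we need a class of varieties that contains $V(k,n)$ and is closed under passing to boundary components. This is the class of the $X_D$ (Sections~\ref{sec:trees} and~\ref{sec:XD}). We show that $X_D$ is a finite union of strata $X_{D'}^\circ$ (Section~\ref{sec:strata}), determine which strata have codimension one (Section~\ref{sec:divisors}), and write down smooth charts across them (Section~\ref{sec:charts}); the real boundary and the residues are then read off in the charts (Sections~\ref{sec:positive} and~\ref{sec:forms}). Third, uniqueness requires that $X_D$ carry no nonzero top form without poles along prime divisors. The $X_D$ are rational, but for a variety not known to be smooth this is not enough: a quartic surface $F=wf_3(x,y,z)+f_4(x,y,z)=0$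 with general $f_3,f_4$ is rational (project from its only singular point $[0:0:0:1]$), yet $dx\wedge dy/(\partial F/\partial z)$, written in the chart $w=1$, has no poles on its smooth locus. We prove the vanishing directly in Section~\ref{sec:unique}. Section~\ref{sec:proofs} assembles the induction.

\section{Six points on a conic}\label{sec:conic}

All features of the boundary are visible in $V(3,6)$, the first case of the conjecture; it is a hypersurface in the $9$-dimensional variety $\mathrm{Gr}(3,6)$. Throughout the paper,
\[
g(c)=\tfrac12c(c-1)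
\]
is the number of pairs among $c$ objects. For $c\in\mathbb Z$ we have $g(c)\ge0$, with $g(c)=0$ if and only if $c\in\{0,1\}$; also $g(-1)=g(2)=1$, and
\begin{equation}\label{eq:shift}
g(c-e)=g(c)-ec+\tfrac12e(e+1).
\end{equation}

A point of $V^\circ$ has coordinates $p_I=\prod_{i\in I}\tau_i\prod_{i<j\in I}(z_j-z_i)$ with distinct $z_i$ and nonzero $\tau_i$. Let the points indexed by $S\subset[6]$ collide: $z_i=sx_i$ for $i\in S$, $s\to0$. Then $p_I$ vanishes to order $g(|I\cap S|)$. We are also free to rescale $\tau_i\mapsto s^{-e}\tau_i$ for $i\in S$, and by \eqref{eq:shift} the order of vanishing becomes $g(|I\cap S|-e)$, up to a constant that does not matter in projective space. In the limit exactly the $p_I$ with $e\le|I\cap S|\le e+1$ survive. So one collision has several limits, one for each $e$. Below we suppress the factors $\tau$ and let $i,j\in S$ and $l,m\notin S$.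

\emph{$S=\{1,2\}$, $(x_1,x_2)=(0,1)$, $e=0$.} The orders for $|I\cap S|=0,1,2$ are $0,0,1$. The coordinates $p_{12l}$ vanish in the limit, so columns $1$ and $2$ become parallel. We see five points $0,z_3,\dots,z_6$ on a conic, the first one doubled. With $2$ moduli and $5$ torus parameters this is a divisor of the $8$-dimensional $V(3,6)$.

\emph{$S=\{1,2\}$, $e=1$.} The orders are $1,0,0$. The coordinates $p_I$ with $I\subset\{3,4,5,6\}$ vanish, so these four points become collinear and the conic breaks into two lines. The limits are $p_{12l}=z_l^2$ and $p_{ilm}=z_lz_m(z_m-z_l)$. After $\tau_l\mapsto\tau_l/z_l$ they read $p_{12l}=z_l-0$ and $p_{ilm}=z_m-z_l$: these are the Pl\"ucker coordinates of a point of $\mathrm{Gr}(2,5)$ given by five points $0,z_3,\dots,z_6$ of a line, the point $0$ being the node of the conic. Again we count $2+5=7$ parameters.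

\emph{$S=\{1,2,3\}$, $e=1$.} The orders for $|I\cap S|=0,1,2,3$ are $1,0,0,1$, so $p_{123}=p_{456}=0$: two lines with three points each. After the same rescaling, $p_{ijl}=(x_j-x_i)z_l$ and $p_{ilm}=z_m-z_l$. The limit remembers the cross-ratio of $(x_1,x_2,x_3,\infty)$, since
\[
\frac{p_{124}\,p_{345}}{p_{134}\,p_{245}}=\frac{x_2-x_1}{x_3-x_1},
\]
and that of $(0,z_4,z_5,z_6)$, since $p_{145}\,p_{126}/(p_{156}\,p_{124})=(z_5-z_4)z_6/((z_6-z_5)z_4)$. We count $1+1+5=7$ parameters.

\emph{$S=\{1,2,3\}$, $e=0$.} The orders are $0,0,1,3$, and columns $1,2,3$ become parallel. The limits $p_{ilm}=z_lz_m(z_m-z_l)$ and $p_{456}$ do not involve the $x_i$, and four general points of $\mathbb P^2$ have no moduli. Only the $5$ torus parameters remain: both cross-ratios are forgotten, and the limit has codimension $3$.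

In the three divisorial cases some coordinate vanishes to order exactly $1$, so it changes sign with $s$, while the surviving coordinates keep their signs. Hence at most one side of the divisor lies in the positive part. The form $\omega_{PT}$ contains the factor $ds/(z_2-z_1)=ds/s$ for $S=\{1,2\}$, and no such factor for $S=\{1,3\}$. Rotating the indices cyclically gives $6+6+3=15$ divisors, in agreement with Theorem~\ref{thm:structure}(c). For $k=2$, $n=6$ that list consists of the six pairs $(\{i,i+1\},0)$, up to complement.

One more kind of degeneration appears at the next step. In the divisor where columns $1$ and $2$ are parallel, let $\tau_1\to0$. Column $1$ becomes zero, no modulus is lost, and one torus parameter disappears. The condition $0\le|I\cap\{1\}|\le1$ has been \emph{frozen} to $|I\cap\{1\}|=0$.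

The example suggests the bookkeeping: a nested family of colliding sets $S$ (a tree), a condition $|I\cap S|\in[m,m+1]$ or $|I\cap S|=m$ for each, and a rule that says which vertices of the tree keep their moduli.

\section{Trees, polytopes and labels}\label{sec:trees}

In Sections~\ref{sec:trees}--\ref{sec:unique} we fix $n\ge3$ and $1\le k\le n-1$. The letter $I$ denotes a $k$-subset of $[n]$ and $\mathbf 1_I\in\mathbb R^n$ its indicator vector. For $\xi\in\mathbb R^n$ and $S\subset[n]$ put $\xi(S)=\sum_{i\in S}\xi_i$, and let $\Delta_{k,n}=\{\xi\in[0,1]^n:\xi([n])=k\}$.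

\subsection{Data}
A \emph{tree} is a family $\mathcal L$ of nonempty subsets of $[n]$ that contains $[n]$ and all singletons and is laminar: any two members are disjoint or nested. The \emph{parent} of a member $S\ne[n]$ is the smallest member properly containing it. Non-singleton members are \emph{vertices}; each vertex is the disjoint union of its children, of which there are at least two. Singletons are \emph{leaves}. A member $S\ne[n]$ is also regarded as the \emph{edge} joining $S$ to its parent. This makes $\mathcal L$ a tree in the sense of graphs, and the edges on the path from leaf $i$ to leaf $j$ are the members that contain exactly one of $i,j$.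

\begin{definition}
A \emph{datum} $D=(\mathcal L,J)$ is a tree together with, for every edge $S$, an interval $J_S=[m_S,m_S+1]$ ($S$ is \emph{unfrozen}) or $J_S=\{m_S\}$ ($S$ is \emph{frozen}), $m_S\in\mathbb Z$, such that $J_{\{i\}}\subset[0,1]$. Put
\[
Q_D=\{\xi\in\mathbb R^n:\ \xi([n])=k,\ \xi(S)\in J_S\text{ for all edges }S\},\qquad M_D=\{I:\mathbf 1_I\in Q_D\}.
\]
For a tree $\mathcal L$ and $\xi\in\Delta_{k,n}$ let $D(\mathcal L,\xi)$ be the datum in which $J_S$ is the smallest interval with integer endpoints containing $\xi(S)$. Data of this form are \emph{admissible}.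
\end{definition}

Thus $D$ is admissible if and only if some $\xi\in Q_D$ satisfies $m_S<\xi(S)<m_S+1$ for all unfrozen $S$; call such $\xi$ \emph{strict}. There are finitely many admissible data, because $J_S\subset[0,|S|]$. Restricting $J$ to a smaller tree preserves admissibility.

\begin{lemma}\label{lem:polytope}
Let $D$ be admissible. The strict points form the relative interior of $Q_D$, and $Q_D=\mathrm{conv}\{\mathbf 1_I:I\in M_D\}$. In particular $M_D\neq\emptyset$.
\end{lemma}

\begin{proof}
Let $E$ be the affine space defined by $\xi([n])=k$ and the equations of the frozen edges. The strict points form a nonempty open subset of $E$ contained in $Q_D$. If $\xi\in Q_D$ is not strict and $\xi_0$ is strict, then $\xi+\epsilon(\xi-\xi_0)\notin Q_D$ for all $\epsilon>0$, so $\xi$ is not interior in $E$.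

Let $\xi\in Q_D$ be non-integral, and call an edge $S$ fractional if $\xi(S)\notin\mathbb Z$; some leaf edge is fractional. Since $\xi(u)=\sum_a\xi(a)$ over the children $a$ of a vertex $u$, and $\xi([n])=k$, no vertex is incident with exactly one fractional edge. So a path of fractional edges can be prolonged in both directions until it ends at two leaves $i\ne j$. Every member containing exactly one of $i,j$ is fractional, hence has $\xi(S)$ in the interior of $J_S$. So $\xi\pm\epsilon(\mathbf 1_{\{i\}}-\mathbf 1_{\{j\}})\in Q_D$ for small $\epsilon$, and $\xi$ is not an extreme point. The extreme points of the polytope $Q_D$ are therefore integral points of $\Delta_{k,n}$, that is, vectors $\mathbf 1_I$.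
\end{proof}

\subsection{Legs and labels}
The set $M_D$ has a local description. For $I\in M_D$ and an edge $S$ put $\varepsilon_S=|I\cap S|-m_S\in\{0,1\}$; it is $0$ for frozen $S$. The \emph{legs} of a vertex $u$ are its unfrozen children and, if $u\ne[n]$ is unfrozen, a symbol $*$ for the edge $u$ itself. Let $L_u$ be the set of legs and $\ell_u=|L_u|$. The \emph{labels} of $I$ at $u$ are $\varepsilon_a$ for a child $a\in L_u$ and $\varepsilon_*=1-\varepsilon_u$. So an unfrozen edge between two vertices carries complementary labels at its two ends. The \emph{rank} of $u$ is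
\[
r_u=\mathrm{top}_u-\sum_{a\text{ child of }u}m_a,\qquad \mathrm{top}_u=\begin{cases}m_u+1& u\text{ unfrozen},\\ m_u& u\text{ frozen},\\ k&u=[n].\end{cases}
\]

\begin{lemma}\label{lem:labels}
\begin{enumerate}
\item[(i)] $I\mapsto(\varepsilon_S)$ is a bijection from $M_D$ to the set of $\{0,1\}$-labelings of the unfrozen edges that satisfy $\sum_{\ell\in L_u}\varepsilon_\ell=r_u$ at every vertex $u$.
\item[(ii)] A datum is admissible if and only if every vertex has $\ell_u=r_u=0$ or $1\le r_u\le\ell_u-1$.
\end{enumerate}
\end{lemma}

\begin{proof}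
(i) The vertex equation is a rewriting of $|I\cap u|=\sum_a|I\cap a|$. Conversely, a labeling defines $I$ as the set of $i$ with $m_{\{i\}}+\varepsilon_{\{i\}}=1$. Going upward in the tree, the vertex equations give $|I\cap u|=m_u+\varepsilon_u$ for every edge $u$, and finally $|I|=k$.

(ii) A strict point $\xi$ gives real labels $\xi(a)-m_a$ and $1-(\xi(u)-m_u)$ in $(0,1)$ with sum $r_u$, so $0<r_u<\ell_u$ unless $\ell_u=r_u=0$. Conversely, assume the condition. The unfrozen edges form a forest. In each of its components pick a vertex $u$ and give all its legs the label $r_u/\ell_u$. If one label $y\in(0,1)$ at a vertex $w$ is given, the other $\ell_w-1$ labels can be chosen in $(0,1)$ with sum $r_w-y\in(0,\ell_w-1)$. Proceeding outward we label all unfrozen edges, and as in (i) this defines a strict point.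
\end{proof}

From now on all data are admissible. At a vertex $u$, the labels of $I$ single out an $r_u$-subset of the $\ell_u$ legs, so $u$ will behave like a copy of $V(r_u,\ell_u)$. We call $u$ \emph{fat} if $2\le r_u\le\ell_u-2$; these are the vertices that keep their moduli. A vertex with $\ell_u>0$ that is not fat has $r_u=1$ or $r_u=\ell_u-1$.

\begin{example}\label{ex:D0}
Let $D_0$ be the datum with $\mathcal L_0=\{[n],\{1\},\dots,\{n\}\}$ and all $J_{\{i\}}=[0,1]$. Then $Q_{D_0}=\Delta_{k,n}$, $M_{D_0}$ consists of all $k$-subsets, and the root has $(\ell,r)=(n,k)$; it is fat if and only if $2\le k\le n-2$. Adding one member $S$ with $J_S=[e,e+1]$ gives two vertices, $S$ with $(\ell,r)=(|S|+1,e+1)$ and the root with $(\ell,r)=(n-|S|+1,k-e)$. Figure~\ref{fig:trees} shows two degenerations from Section~\ref{sec:conic}.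
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6, every node/.style={font=\small}]
\foreach \x in {0,7,14} {
  \foreach \i in {1,...,6} { \node at ({\x+0.9*\i},0) {$\i$}; }
  \foreach \i in {3,...,6} { \draw ({\x+3.15},2.6) -- ({\x+0.9*\i},0.35); }
  \fill ({\x+3.15},2.6) circle (2.5pt);
}
\draw (3.15,2.6) -- (0.9,0.35);
\draw (3.15,2.6) -- (1.8,0.35);
\foreach \x in {7,14} {
  \draw ({\x+3.15},2.6) -- ({\x+1.35},1.4) -- ({\x+1.8},0.35);
  \fill ({\x+1.35},1.4) circle (2.5pt);
}
\draw (8.35,1.4) -- (7.9,0.35);
\draw[dashed] (15.35,1.4) -- (14.9,0.35);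
\node[above] at (3.15,2.6) {$(6,3)$};
\node[above] at (10.15,2.6) {$(5,3)$};
\node[above] at (17.15,2.6) {$(5,3)$};
\node[left] at (8.35,1.55) {$(3,1)$};
\node[left] at (15.35,1.55) {$(2,1)$};
\end{tikzpicture}
\caption{Three data for $k=3$, $n=6$, with (number of legs, rank) at each vertex. Solid edges carry the interval $[0,1]$; the dashed edge is frozen at $0$. Left: $V(3,6)$ itself, of dimension $8$. Middle: columns $1$ and $2$ are parallel, dimension $7$. Right: column $1$ is zero, dimension $6$.}
\label{fig:trees}
\end{figure}

\subsection{Components and compatible families}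
Let $F_D$ be the forest formed by the unfrozen edges. Since $\ell_u\ne1$, its end nodes are leaves. So beyond every unfrozen edge, in each direction, there is a leaf in the same connected component of $F_D$. The leaf sets of the connected components of $F_D$, together with the frozen singletons, partition $[n]$ into the \emph{components} of $D$. Let $c(D)$ be their number and $t(D)=n-c(D)$. Every frozen edge is a union of components.

To extract the moduli at a vertex $u$ from Pl\"ucker coordinates, as in the cross-ratio formula of Section~\ref{sec:conic}, we need sets $I$ that vary at $u$ and vary as little as possible elsewhere. The \emph{sectors} at $u$ are the children of $u$ and, if $u\neq[n]$, the complement $[n]\setminus u$. They partition $[n]$, and each leg has its sector (the complement belongs to $*$). A family $(I_B)$ in $M_D$, indexed by some $r_u$-subsets $B$ of $L_u$, is \emph{compatible at $u$} if the labels of $I_B$ at $u$ are $1$ on $B$ and $0$ off $B$, the intersection of $I_B$ with the sector of a leg $\ell$ depends only on whether $\ell\in B$, and the intersection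 with any other sector is constant. In this case, for each vertex $w\ne u$,
\begin{equation}\label{eq:onesector}
\text{the labels of $I_B$ at $w$ are constant or depend only on whether $\ell\in B$, for one leg $\ell$.}
\end{equation}
Indeed, if $w$ lies in a child $a$ of $u$, they are determined by $I_B\cap a$. Otherwise $w$ and its children contain $u$ or are disjoint from $u$, and for such a member $S$ the number $|I_B\cap S|$ is determined by $I_B\setminus u$ and $|I_B\cap u|$, which depend only on whether $*\in B$.

For $\tau\in(\mathbb C^*)^n$ put $\tau_I=\prod_{i\in I}\tau_i$.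

\begin{lemma}\label{lem:comp}
\begin{enumerate}
\item[(i)] At each vertex $u$ there is a compatible family indexed by all $r_u$-subsets of $L_u$. Every unfrozen edge takes both labels on $M_D$.
\item[(ii)] If $i\ne j$ lie in one component, there is $I\in M_D$ with $i\in I$, $j\notin I$ and $I-i+j\in M_D$.
\item[(iii)] For a component $A$, the number $|I\cap A|$ is constant on $M_D$. The function $I\mapsto\tau_I$ is constant on $M_D$ if and only if $\tau$ is constant on each component. The linear span of $Q_D-Q_D$ is $\{\xi:\xi(A)=0\text{ for all components }A\}$, so $\dim Q_D=t(D)$.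
\item[(iv)] If $M_{D'}\subset M_D$, the partition of $D'$ refines that of $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given one label $\varepsilon\in\{0,1\}$ at a vertex $w$, the other $\ell_w-1$ labels must have sum $r_w-\varepsilon\in[0,\ell_w-1]$, which is possible. Proceeding outward, we can choose for each leg $\ell$ of $u$ and each $\varepsilon$ a labeling of the part of $F_D$ beyond $\ell$ that has label $\varepsilon$ at $\ell$, and one labeling of all components of $F_D$ not containing $u$. For each $B$ combine the choices with $\varepsilon=1$ on $B$ and $\varepsilon=0$ off $B$. By Lemma~\ref{lem:labels}(i) this is some $I_B\in M_D$. A leaf in the sector of $\ell$ lies beyond $\ell$, or in another component of $F_D$, or is frozen; a leaf in another sector is of the last two kinds. So the family is compatible. If $S$ is an unfrozen edge with parent $u$, then $1\le r_u\le\ell_u-1$, so both $S\in B$ and $S\notin B$ occur.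

(ii) Along the path from $i$ to $j$, give the incoming leg at each vertex the label $1$ and the outgoing leg the label $0$. This is consistent, since an inner edge has complementary labels at its ends, and it gives $\varepsilon_{\{i\}}=1$, $\varepsilon_{\{j\}}=0$. The remaining legs at a path vertex $w$ need the sum $r_w-1\in[0,\ell_w-2]$; extend the labeling as in (i). Flipping all labels on the path preserves the vertex equations and produces $I-i+j$.

(iii) Sum the vertex equations over a component of $F_D$. Each inner edge contributes $\varepsilon+(1-\varepsilon)=1$, and the leaf edges contribute $|I\cap A|$. This gives the first claim, the ``if'' part of the second, and (with Lemma~\ref{lem:polytope}) one inclusion in the third. The converses follow from (ii): it yields $\tau_i=\tau_j$, and $\mathbf 1_{\{i\}}-\mathbf 1_{\{j\}}\in Q_D-Q_D$, for $i,j$ in one component.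

(iv) If $i,j$ lie in one component of $D'$, take $I,I-i+j\in M_{D'}\subset M_D$ from (ii). By (iii) for $D$, $i$ and $j$ lie in one component of $D$.
\end{proof}

Let $T_D$ be the quotient of $(\mathbb C^*)^n$ by the elements that are constant on each component; it is a torus of dimension $t(D)$. Its characters are the $\chi\in\mathbb Z^n$ with $\chi(A)=0$ for all components $A$. Choosing one $i_A$ in each $A$, the ratios $t_i/t_{i_A}$, $i\in A\setminus\{i_A\}$, form a basis, and every point of $T_D$ has a unique representative with all $t_{i_A}=1$. Finally put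
\[
\mathrm{Mod}_D=\prod_{u\text{ fat}}M_{0,L_u},\qquad \mu(D)=\dim\mathrm{Mod}_D=\sum_{u\text{ fat}}(\ell_u-3).
\]

\subsection{The partial order}
We write $D'\le D$ if $\mathcal L\subset\mathcal L'$ and $J'_S\subset J_S$ for all edges $S$ of $\mathcal L$. Then $Q_{D'}\subset Q_D$, $M_{D'}\subset M_D$ and $t(D')\le t(D)$. Every datum satisfies $D\le D_0$. We often use the following property of a convex set $Q$: a segment from a point of $Q$ to a point $\xi_0$ of the relative interior extends slightly beyond $\xi_0$ inside $Q$.

\begin{lemma}\label{lem:faces}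
Let $D=(\mathcal L,J)$.
\begin{enumerate}
\item[(i)] If $D'\le D$ and $t(D')=t(D)$, then $Q_{D'}$ and $Q_D$ have the same affine span, and $J'_S=J_S$ for all edges $S$ of $\mathcal L$.
\item[(ii)] Every facet $R$ of $Q_D$ has the form $Q_D\cap\{\xi(f)=\bar m\}$ with $f$ unfrozen and $\bar m$ an endpoint of $J_f$. If $\xi_1$ lies in the relative interior of $R$, then $D''=D(\mathcal L,\xi_1)$ satisfies $D''\le D$ and $Q_{D''}=R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim holds because $Q_{D'}\subset Q_D$ have the same dimension. If $J'_S\ne J_S$, then $S$ is frozen in $D'$ and unfrozen in $D$, so $\xi(S)$ is constant on the common affine span; this contradicts Lemma~\ref{lem:comp}(i).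

(ii) In its affine span $Q_D$ is cut out by the inequalities of the unfrozen edges, and a facet is the locus of equality in one of them. Since $\xi_1(S)\in J_S$ we have $J''_S\subset J_S$, and $J''_f=\{\bar m\}$, so $Q_{D''}\subset R$. Let $\xi\in R$. If $J''_S\ne J_S$, then $\xi_1(S)$ is an endpoint of the unit interval $J_S$; the segment from $\xi$ to $\xi_1$ extends beyond $\xi_1$ in $R\subset Q_D$, which forces $\xi(S)=\xi_1(S)$. So $\xi\in Q_{D''}$.
\end{proof}

\section{The varieties $X_D$}\label{sec:XD}

\subsection{Definition}
The torus $(\mathbb C^*)^n$ acts on $\mathbb P^N$ by $(\tau p)_I=\tau_Ip_I$, preserving $\mathrm{Gr}(k,n)$. Two indices $i\ne j$ are \emph{separated at} the vertex $u$ if they lie in different children of $u$; this $u$ is unique. A choice of \emph{positions} $z=(z^u)_u$ consists of injective maps $z^u$ from the children of $u$ to $\mathbb C$. For $i<j$ separated at $u$, with $i\in a$, $j\in b$, put $q_{ij}=z^u_b-z^u_a$, and $q_I(z)=\prod_{i<j\in I}q_{ij}\neq0$. Let $X_D^\circ\subset\mathbb P^N$ be the set of points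
\begin{equation}\label{eq:def}
p_I=q_I(z)\,\tau_I\quad(I\in M_D),\qquad p_I=0\quad(I\notin M_D),
\end{equation}
for all positions $z$ and $\tau\in(\mathbb C^*)^n$, and let $X_D$ be its Zariski closure. Both are stable under the torus. Put
\[
P_D=\{p: p_I\ne0\iff I\in M_D\},\qquad U_D=\{p:p_I\ne0\ \text{ for all }I\in M_D\}.
\]
Both are affine varieties: $P_D$ is a torus, and $U_D$ is the complement of a hypersurface in $\mathbb P^N$.

For $D_0$, the point \eqref{eq:def} is represented by the matrix with columns $\tau_i(1,z_i,\dots,z_i^{k-1})$, so $X_{D_0}\subset\mathrm{Gr}(k,n)$. For $k\ge2$, formula \eqref{eq:vdm} shows that $X_{D_0}^\circ$ is the image under $\theta_{k-1}$ of a dense open subset of $\mathrm{Gr}(2,n)$, so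
\[
X_{D_0}=V(k,n).
\]

\subsection{Vertex form}
The parametrization \eqref{eq:def} is redundant. To remove the redundancy, call a function $I\mapsto C\tau_I$ on $M_D$ ($C\in\mathbb C^*$, $\tau\in(\mathbb C^*)^n$) a \emph{monomial}; multiplying all $p_I$ by a monomial is the action of $\tau$. For every edge $S$, $g(|I\cap S|-m_S)=0$ on $M_D$, so \eqref{eq:shift} gives
\begin{equation}\label{eq:lin}
g(|I\cap S|)=m_S|I\cap S|-\tfrac12m_S(m_S+1)\quad\text{on }M_D.
\end{equation}
For each leg $\ell$ and $C\in\mathbb C^*$ the function $C^{\varepsilon_\ell}$ is a monomial, because $\varepsilon_\ell$ is $\pm|I\cap S|$ plus a constant.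

Fix an order of the children of each vertex, and order the legs accordingly, with $*$ last. Write $i\prec j$ if the child containing $i$ precedes the child containing $j$ at the vertex that separates them, and let $\mathrm{sgn}_D(I)=(-1)^{\#\{i<j\in I:\ j\prec i\}}$. For a family $v=(v_\ell)_{\ell\in L_u}$ of pairwise independent vectors in $\mathbb C^2$ put
\[
V_u(I;v)=\prod_{\ell<\ell'\in L_u}\det(v_\ell,v_{\ell'})^{\varepsilon_\ell\varepsilon_{\ell'}},
\]
the product of the determinants over all pairs of legs with label $1$. This is the analogue of \eqref{eq:vdm} at the vertex $u$.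

\begin{lemma}\label{lem:vertex}
\begin{enumerate}
\item[(a)] Replacing $v$ by $Av$, $A\in\mathrm{GL}_2$, multiplies $V_u$ by a constant.
\item[(b)] Replacing $v_\ell$ by $Cv_\ell$ multiplies $V_u$ by the monomial $C^{\varepsilon_\ell(r_u-1)}$.
\item[(c)] If $u$ is not fat, $V_u$ is a monomial.
\item[(d)] $X_D^\circ$ is the set of points supported on $M_D$ with
\begin{equation}\label{eq:vertex}
p_I=\mathrm{sgn}_D(I)\;t_I\prod_{u\ \mathrm{fat}}V_u(I;v^u)\qquad(I\in M_D),
\end{equation}
where $t\in(\mathbb C^*)^n$ and each $v^u$ is pairwise independent.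
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The factor is $(\det A)^{g(r_u)}$. (b) The exponent of $C$ is $\varepsilon_\ell\sum_{\ell'\ne\ell}\varepsilon_{\ell'}=\varepsilon_\ell(r_u-\varepsilon_\ell)=\varepsilon_\ell(r_u-1)$. (c) If $r_u\le1$, then $V_u=1$. If $r_u=\ell_u-1$, exactly one of the numbers $\bar\varepsilon_\ell=1-\varepsilon_\ell$ is nonzero, so $\varepsilon_\ell\varepsilon_{\ell'}=1-\bar\varepsilon_\ell-\bar\varepsilon_{\ell'}=\varepsilon_\ell+\varepsilon_{\ell'}-1$, and each factor is a monomial.

(d) We have $q_I=\mathrm{sgn}_D(I)\prod_u\prod_{a<b}(z^u_b-z^u_a)^{|I\cap a|\,|I\cap b|}$. In the exponent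
\[
(m_a+\varepsilon_a)(m_b+\varepsilon_b)=m_am_b+m_a\varepsilon_b+m_b\varepsilon_a+\varepsilon_a\varepsilon_b
\]
the first three terms contribute a monomial, and the last vanishes unless $a$ and $b$ are legs. With $v_a=(1,z^u_a)$ and $v_*=(0,1)$ we have $\det(v_a,v_b)=z^u_b-z^u_a$ and $\det(v_a,v_*)=1$. So $q_I$ equals $\mathrm{sgn}_D(I)\prod_uV_u(I;v^u)$ up to a monomial, and by (c) only fat $u$ matter. Conversely, a pairwise independent family can be brought to the form $(1,z_a)$, $(0,1)$ by $\mathrm{GL}_2$ and scalings: send $v_*$, or a vector independent of all $v_a$ if $*\notin L_u$, to $(0,1)$. By (a) and (b) this changes only $t$; the remaining positions are chosen arbitrarily.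
\end{proof}

Fix a gauge at each fat $u$: three legs get the vectors $(1,0),(1,1),(0,1)$ and the others $(1,x_\ell)$. By Lemmas~\ref{lem:vertex} and~\ref{lem:comp}(iii), formula \eqref{eq:vertex} defines a surjective morphism
\[
\psi_D\colon\mathrm{Mod}_D\times T_D\to X_D^\circ\subset P_D,
\]
defined over $\mathbb Q$ and equivariant for the torus. For a variety $Y$ and a morphism $\gamma\colon Y\to T_D$, we call the automorphism $(\zeta,t)\mapsto(\zeta,\gamma(\zeta)t)$ of $Y\times T_D$ a \emph{shear}. Multiplying \eqref{eq:vertex} by a monomial whose parameters are units (invertible regular functions) on $\mathrm{Mod}_D$ amounts to composing $\psi_D$ with a shear; a change of gauge has this effect.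

\subsection{Recovering the parameters}
For distinct legs $\alpha,\beta,\gamma,\delta$ of $u$ let
\[
\mathrm{cr}(\alpha,\beta;\gamma,\delta)=\frac{\det(v_\alpha,v_\gamma)\det(v_\beta,v_\delta)}{\det(v_\alpha,v_\delta)\det(v_\beta,v_\gamma)}.
\]
This is a unit on $M_{0,L_u}$, and its inverse is $\mathrm{cr}(\alpha,\beta;\delta,\gamma)$. Naming the gauge legs by their positions $0,1,\infty$, we have
\begin{equation}\label{eq:crgauge}
x_a=\mathrm{cr}(a,1;0,\infty),\qquad 1-x_a=\mathrm{cr}(a,0;1,\infty),\qquad 1-x_a/x_b=\mathrm{cr}(a,0;b,\infty).
\end{equation}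
The ring $\mathcal O(M_{0,L})$ is generated by the $x_a$ and the inverses of $x_a$, $1-x_a$ and $x_b-x_a=x_b(1-x_a/x_b)$; so it is generated by the cross-ratios.

Let $u$ be fat and $K\subset L_u\setminus\{\alpha,\beta,\gamma,\delta\}$ with $|K|=r_u-2$; such $K$ exist because $0\le r_u-2\le\ell_u-4$. Write $K\alpha\gamma=K\cup\{\alpha,\gamma\}$, and let $(I_B)$ be a family compatible at $u$ that contains the four sets below. Then on $X_D^\circ$
\begin{equation}\label{eq:cr}
\frac{p_{I_{K\alpha\gamma}}\;p_{I_{K\beta\delta}}}{p_{I_{K\alpha\delta}}\;p_{I_{K\beta\gamma}}}=\pm\,\mathrm{cr}(\alpha,\beta;\gamma,\delta),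
\end{equation}
with a sign that does not depend on the point. Indeed, each leg belongs to equally many of the two index sets in the numerator and of the two in the denominator. So, sector by sector, the factors $t_i$ cancel; by \eqref{eq:onesector} the factors $V_w$, $w\ne u$, cancel; and in $V_u$ the determinants involving a leg in $K$ cancel. The four remaining determinants give the cross-ratio up to sign. Also, if $I,I-i+j\in M_D$, then \eqref{eq:vertex} gives
\begin{equation}\label{eq:ratio}
p_I/p_{I-i+j}=(t_i/t_j)\cdot(\text{unit on }\mathrm{Mod}_D).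
\end{equation}

Recall that a morphism of affine varieties is a closed immersion if and only if it is surjective on coordinate rings.

\begin{proposition}\label{prop:iso}
The map $\psi_D$ is a closed immersion into $P_D$ with image $X_D^\circ$. Hence $X_D^\circ\cong\mathrm{Mod}_D\times T_D$ is smooth, $X_D\cap P_D=X_D^\circ$ is open in $X_D$, and $X_D$ is irreducible, defined over $\mathbb Q$, of dimension $\mu(D)+t(D)$. For every field $\mathbb K\supset\mathbb Q$, each $\mathbb K$-point of $X_D^\circ$ has the form \eqref{eq:def} with $z$ and $\tau$ defined over $\mathbb K$.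
\end{proposition}

\begin{proof}
The left sides of \eqref{eq:cr} and \eqref{eq:ratio} are units on $P_D$. By Lemma~\ref{lem:comp}(i) and \eqref{eq:cr}, the image of $\psi_D^*$ contains all cross-ratios at all fat vertices, hence $\mathcal O(\mathrm{Mod}_D)$. By Lemma~\ref{lem:comp}(ii) and \eqref{eq:ratio} it then contains all $(t_i/t_{i_A})^{\pm1}$. So $\psi_D^*$ is onto, also over $\mathbb Q$. Since $X_D^\circ$ is closed in $P_D$, we get $X_D\cap P_D=X_D^\circ$; and $X_D\cap P_D=X_D\cap U_D$ because $p_I$ vanishes on $X_D$ for $I\notin M_D$. A $\mathbb K$-point of $X_D^\circ$ comes from a $\mathbb K$-point of $\mathrm{Mod}_D\times T_D$, given by gauge coordinates in $\mathbb K$ and $t\in(\mathbb K^*)^n$ with $t_{i_A}=1$, and the passage from \eqref{eq:vertex} to \eqref{eq:def} works over any infinite field.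
\end{proof}

\section{The stratification of $X_D$}\label{sec:strata}

We show that $X_D$ is the union of the $X_{D'}^\circ$ with $D'\le D$. Both inclusions rest on one computation of orders of vanishing, and on the convexity of $g$. Let $\hat g\colon\mathbb R\to\mathbb R$ be the piecewise linear interpolation of $g$ at the integers. It has slope $m$ on $[m,m+1]$, so it is convex with a genuine kink at every integer.

Let $D=(\mathcal L,J)$ and let $\mathcal L'\supset\mathcal L$ be a tree; members of $\mathcal L'\setminus\mathcal L$ are \emph{new}. A new $S$ is a union of $\mathcal L$-children of the smallest member $u(S)$ of $\mathcal L$ containing it. Let $d_S$ be positive integers, one for each new $S$, and for $i,j$ separated at $u$ in $\mathcal L$ put $d_{ij}=\sum d_S$, summed over the new $S$ with $i,j\in S\subset u$. For such $S$ we have $u(S)=u$. Counting, for each $S$, the pairs in $I\cap S$ that are separated at $u(S)$, and using \eqref{eq:lin}, we obtain on $M_D$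
\begin{equation}\label{eq:exponent}
\sum_{i<j\in I}d_{ij}=\sum_{S\text{ new}}d_S\Bigl[g(|I\cap S|)-\sum_{a\subset S}g(|I\cap a|)\Bigr]=\sum_{S\text{ new}}d_S\,\hat g(\mathbf 1_I(S))+\Lambda(\mathbf 1_I),
\end{equation}
where $a$ runs over the $\mathcal L$-children of $u(S)$ and $\Lambda$ is an affine function with integral linear part.

\begin{proposition}\label{prop:limit}
Let $D'\le D$. Every point of $X_{D'}^\circ$ is the limit, as $\sigma\to0^+$, of a curve in $X_D^\circ$, and every real point is the limit of a curve in $X_D^\circ(\mathbb R)$. In particular $X_{D'}\subset X_D$; all $X_D$ lie in $\mathrm{Gr}(k,n)$; and $M_D$ is the set of bases of a matroid.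
\end{proposition}

\begin{proof}
Let the point be given by positions $z'$ for $\mathcal L'$ and $\tau$, real if the point is real. For an $\mathcal L$-child $a$ of $u$ let $u=S_0\supsetneq S_1\supsetneq\dots\supsetneq S_r=a$ be the chain of members of $\mathcal L'$ between them, and put $z^u_a(s)=\sum_{h<r}s^h\,z'^{\,S_h}_{S_{h+1}}$. If $i\in a$ and $j\in b$ are separated at $u$ in $\mathcal L$, the chains of $a$ and $b$ agree up to the member $S_h$ that separates $i,j$ in $\mathcal L'$, and $q_{ij}(s)=s^h(q'_{ij}+O(s))$. Here $h=d_{ij}$ for the choice $d_S=1$. In particular $z(s)$ is a choice of positions for small $s\ne0$.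

We now choose the scalings so that the order of $p_I$ is minimal exactly on $M_{D'}$. For new $S$ let $\varphi_S(y)=\hat g(y)-\kappa_Sy$, with $\kappa_S=m'_S$ if $J'_S=[m'_S,m'_S+1]$ and $\kappa_S=m'_S-\frac12$ if $J'_S=\{m'_S\}$; this function is minimal exactly on $J'_S$. For an edge $S$ of $\mathcal L$ let $\varphi_S$ be the affine function, of slope $0$ or $\pm1$, that equals the distance to $J'_S$ on $J_S$; on $J_S$ it is minimal exactly on $J'_S$. On $Q_D$, the function $\Phi(\xi)=\sum_S\varphi_S(\xi(S))$ is therefore minimal exactly on $Q_{D'}\ne\emptyset$, where all terms are minimal at once. By \eqref{eq:exponent} there is $\lambda\in\frac12\mathbb Z^n$ such that, with $\tau_i(s)=s^{\lambda_i}\tau_i$, we have $p_I(s)=s^{\Phi(\mathbf 1_I)+\mathrm{const}}(q'_I\tau_I+O(s))$ on $M_D$. Put $s=\sigma^2$. The limit has $p_I=q'_I\tau_I$ on $M_{D'}$ and $p_I=0$ elsewhere.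

Taking $D=D_0$ gives $X_{D'}\subset X_{D_0}\subset\mathrm{Gr}(k,n)$, and the support of a point of the Grassmannian is the set of bases of the matroid of its columns.
\end{proof}

\begin{proposition}\label{prop:strata}
$X_D=\bigcup_{D'\le D}X_{D'}^\circ$.
\end{proposition}

\begin{proof}
The inclusion $\supset$ is Proposition~\ref{prop:limit}. Let $p\in X_D\setminus X_D^\circ$. There is an irreducible curve in $X_D$ through $p$ that meets $X_D^\circ$; normalizing it and completing the local ring at a point over $p$, we obtain a $\mathbb C[[s]]$-point of $X_D$ with special point $p$ and generic point in $X_D^\circ$. By Proposition~\ref{prop:iso} the generic point is given by $z^u_a(s)\in\mathbb C((s))$ and $\tau_i(s)\in\mathbb C((s))^*$, and $p$ is obtained by dividing the $p_I(s)$ by the smallest power of $s$ that occurs and setting $s=0$. Let $\mathrm{val}$ be the order in $s$.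

\emph{The tree.} The substitution $z^u\mapsto Cz^u+C'$ multiplies $q_I$ by $C^{\,g(|I\cap u|)-\sum_ag(|I\cap a|)}$, a monomial by \eqref{eq:lin}, which we absorb into $\tau$. So we may assume that $\min_{a\neq b}\mathrm{val}(z^u_a-z^u_b)=0$ for each $u$. For a child $a$ of $u$ and an integer $h>0$ let $\mathrm{B}(a,h)$ be the union of the children $b$ with $\mathrm{val}(z^u_b-z^u_a)\ge h$. These are balls for an ultrametric, so they are laminar, any child in a ball may serve as its center, and none equals $u$. Let $\mathcal L'$ be obtained from $\mathcal L$ by adding, for all $u$, the balls with at least two children. Put $\nu_u=0$ and $\nu_S=\min_{a\neq b\subset S}\mathrm{val}(z^u_a-z^u_b)$ for new $S$. If $S=\mathrm B(a,h)$, then $0<h\le\nu_S$, so $S=\mathrm B(a,\nu_S)$. Hence $\nu_P<\nu_S$ whenever $S\subsetneq P$ and $P$ is a ball or $u$: some child in $P$ lies outside $\mathrm B(a,\nu_S)$. So $d_S=\nu_S-\nu_{\mathrm{parent}(S)}$ is a positive integer.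

\emph{The positions.} Let $S$ be new with $u(S)=u$, or $S=u$. Fix an $\mathcal L$-child $a_S\subset S$ of $u$. For an $\mathcal L'$-child $S'$ of $S$ let $z'^{\,S}_{S'}$ be the coefficient of $s^{\nu_S}$ in $z^u_a-z^u_{a_S}$, for any $a\subset S'$; it does not depend on $a$ because $\nu_{S'}>\nu_S$ when $S'$ is new. These values are distinct: if $a\neq b$ in $S$ have $\mathrm{val}(z_a^u-z_b^u)\ge\nu_S+1$, then both lie in $\mathrm B(a,\nu_S+1)$, a member of $\mathcal L'$ properly contained in $S$, hence in a single child of $S$. So $q_{ij}(s)=s^{\nu_S}(q'_{ij}+O(s))$ if $i,j$ are separated at $S$ in $\mathcal L'$, and $\nu_S=d_{ij}$ by telescoping. Writing $\tau_i(s)=s^{\lambda_i}(\tau'_i+O(s))$ with $\tau_i'\ne0$, we get from \eqref{eq:exponent}, for $I\in M_D$,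
\[
p_I(s)=s^{\Phi(\mathbf 1_I)}(q'_I\tau'_I+O(s)),\qquad \Phi(\xi)=\sum_{S\text{ new}}d_S\,\hat g(\xi(S))+(\text{affine function}).
\]

\emph{The intervals.} It remains to see that the minimizers of $\Phi(\mathbf 1_I)$ form a set $M_{D'}$. Let $Q'$ be the convex set of minimizers of the convex function $\Phi$ on $Q_D$, let $\xi_0$ be in its relative interior, and put $D'=D(\mathcal L',\xi_0)$. Then $D'\le D$. We claim $Q'=Q_{D'}$. On $Q_{D'}\subset Q_D$ the function $\Phi$ is affine and attains its minimum at the relative interior point $\xi_0$, so it is constant; hence $Q_{D'}\subset Q'$. Conversely let $\xi\in Q'$ and extend the segment from $\xi$ to $\xi_0$ beyond $\xi_0$ inside $Q'$. On it $\Phi$ is constant, so each convex term $\hat g(\cdot(S))$, $S$ new, is also concave, hence affine: the values at $S$ do not cross an integer. If $\xi_0(S)\in\mathbb Z$ this forces $\xi(S)=\xi_0(S)$, and otherwise $\xi(S)\in J'_S$. For an edge $S$ of $\mathcal L$ with $J'_S\ne J_S$, the number $\xi_0(S)$ is an endpoint of $J_S$, and $\xi(S)=\xi_0(S)$ since the extended segment lies in $Q_D$. So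 $\xi\in Q_{D'}$.

Since $M_{D'}\ne\emptyset$, the minimum of $\Phi(\mathbf 1_I)$ over $M_D$ is attained exactly on $M_{D'}$. So $p$ has coordinates $q'_I\tau'_I$ on $M_{D'}$ and $0$ elsewhere, that is, $p\in X_{D'}^\circ$.
\end{proof}

\section{The divisors in $X_D\setminus X_D^\circ$}\label{sec:divisors}

We must find the $D'\le D$ for which $\mu+t$ drops by exactly one. We know $t(D')\le t(D)$; the first task is to control $\mu$.

Let $D'\le D$; primes denote quantities of $D'$. For a vertex $u$ of $\mathcal L$ let $\Gamma_u$ be the set consisting of $u$ and the new members $S$ with $u(S)=u$. With the new edges, $\Gamma_u$ is a tree, the ``blow-up'' of $u$, and the edges of $\mathcal L$ incident with it are those incident with $u$ in $\mathcal L$. A \emph{cluster} of $u$ is a connected component $\mathcal C$ of the graph formed by the $w\in\Gamma_u$ with $\ell'_w>0$ and the new unfrozen edges between them. Let $L_{\mathcal C}\subset L_u$ be the set of legs of $u$ that are attached to $\mathcal C$ and unfrozen in $D'$; for them $J'=J$, so their labels in $D$ and $D'$ agree. Each of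 the $|\mathcal C|-1$ inner edges of $\mathcal C$ counts as two legs, with labels adding up to $1$. So $r_{\mathcal C}=\sum_{\ell\in L_{\mathcal C}}\varepsilon_\ell$ is constant on $M_{D'}$, and
\begin{equation}\label{eq:count}
\sum_{w\in\mathcal C}(\ell'_w-2)=|L_{\mathcal C}|-2,\quad \sum_{w\in\mathcal C}(r'_w-1)=r_{\mathcal C}-1,\quad\sum_{w\in\mathcal C}(\ell'_w-1-r'_w)=|L_{\mathcal C}|-r_{\mathcal C}-1.
\end{equation}
All summands are nonnegative, so $|L_{\mathcal C}|\ge2$, $r_{\mathcal C}\ge1$ and $|L_{\mathcal C}|-r_{\mathcal C}\ge1$. The sets $L_{\mathcal C}$ are disjoint, so evaluating on any $I\in M_{D'}$ gives $\sum_{\mathcal C}r_{\mathcal C}\le r_u$ and $\sum_{\mathcal C}(|L_{\mathcal C}|-r_{\mathcal C})\le\ell_u-r_u$. Let $N_{\mathcal C}$ be the number of $w\in\mathcal C$ with $\ell'_w\ge3$. The first equation gives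
\begin{equation}\label{eq:count2}
\sum_{w\in\mathcal C,\ \ell'_w\ge3}(\ell'_w-3)=|L_{\mathcal C}|-2-N_{\mathcal C},
\end{equation}
with $N_{\mathcal C}\ge1$ if $|L_{\mathcal C}|\ge3$ and $N_{\mathcal C}=0$ if $|L_{\mathcal C}|=2$.

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(i)] If $u$ is not fat, it has at most one cluster, and no $w\in\Gamma_u$ is fat in $D'$.
\item[(ii)] If $u$ is fat, its \emph{loss} $\ell_u-3-\sum_{w\in\Gamma_u\ \mathrm{fat}}(\ell'_w-3)$ is nonnegative, and if it is $0$ then $u$ has a single cluster, with $L_{\mathcal C}=L_u$.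
\end{enumerate}
Hence $\mu(D)-\mu(D')$ is the sum of the losses, and $\mu(D')\le\mu(D)$.
\end{lemma}

\begin{proof}
(i) If $\ell_u=0$ there is no cluster. If $r_u=1$, there is at most one cluster; it has $r_{\mathcal C}=1$, so all $r'_w=1$ in it. If $r_u=\ell_u-1$, there is at most one cluster; it has $|L_{\mathcal C}|-r_{\mathcal C}=1$, so all $r'_w=\ell'_w-1$ in it.

(ii) By \eqref{eq:count2} the sum over fat $w$ is at most $\sum_{\mathcal C}\max(|L_{\mathcal C}|-3,0)$. If all $|L_{\mathcal C}|\le3$ this is $0<\ell_u-3$. If $h\ge1$ clusters have $|L_{\mathcal C}|\ge4$, it is at most $\ell_u-3h$, and it equals $\ell_u-3$ only if $h=1$ and that cluster has $|L_{\mathcal C}|=\ell_u$.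
\end{proof}

The two ways to lose exactly one dimension are those of Figure~\ref{fig:trees}.

\begin{definition}\label{def:walls}
Let $D=(\mathcal L,J)$ and let $D'\le D$ be admissible.
\begin{itemize}
\item $D'$ is a \emph{splitting} of $D$ at the fat vertex $u$ if $\mathcal L'=\mathcal L\cup\{S\}$, where $S\notin\mathcal L$ is a union of children of $u$ with $S\subsetneq u$; $J'=J$ on $\mathcal L$; $S$ is unfrozen; and in $D'$ each of the vertices $S$ and $u$ is fat or has exactly three legs. We put $B_1=\{a\in L_u:a\text{ a child},\ a\subset S\}$ and $B_2=L_u\setminus B_1$.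
\item $D'$ is a \emph{freezing} of $D$ if $\mathcal L'=\mathcal L$, $Q_{D'}$ is a facet $Q_D\cap\{\xi(f)=\bar m\}$ of $Q_D$ ($f$ unfrozen in $D$, $\bar m$ an endpoint of $J_f$), and all legs of all fat vertices of $D$ are unfrozen in $D'$.
\end{itemize}
\end{definition}

In both cases $\dim X_{D'}=\dim X_D-1$. For a splitting, $\ell'_S=|B_1|+1$ and $\ell'_u=|B_2|+1$, so $|B_1|,|B_2|\ge2$. The components, and hence $T_D$, are unchanged, and $\mu$ drops by one since $(\ell'_S-3)+(\ell'_u-3)=\ell_u-4$. Here the condition ``fat or three legs'' is used: a non-fat vertex with four or more legs would lose its moduli, as for $S=\{1,2,3\}$, $e=0$ in Section~\ref{sec:conic}. For a freezing, $t=\dim Q$ drops by one; fat vertices keep their legs, intervals and ranks, and non-fat vertices stay non-fat by Lemma~\ref{lem:mu}(i), so $\mathrm{Mod}_{D'}=\mathrm{Mod}_D$.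

\begin{proposition}\label{prop:classify}
Every prime divisor $E$ of $X_D$ with $E\cap X_D^\circ=\emptyset$ equals $X_{D''}$ for a splitting or a freezing $D''$ of $D$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:strata}, $E$ is a finite union of locally closed sets $E\cap X_{D'}^\circ$, so one of them is dense. For this $D'$ we have $M_{D'}\ne M_D$, since otherwise $X_{D'}^\circ\subset X_D\cap P_D=X_D^\circ$. So $E\subset X_{D'}\subsetneq X_D$ and $E=X_{D'}$. Thus $\mu+t$ drops by one, and there are two cases. In each we find a splitting or freezing $D''$ with $D'\le D''$; then $X_{D'}\subset X_{D''}$ are irreducible of the same dimension, hence equal.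

\emph{Case $t(D')=t(D)$, $\mu(D')=\mu(D)-1$.} By Lemma~\ref{lem:faces}(i), $J'=J$ on $\mathcal L$. Suppose a vertex $u$ had two clusters $\mathcal C_1,\mathcal C_2$. Choose legs $\ell_i\in L_{\mathcal C_i}$ and leaves beyond $\ell_i$ connected to $\ell_i$ in $F_{D'}$. Contracting each $\Gamma_w$ to $w$ turns paths in $F_{D'}$ into paths in $F_D$, so the two leaves lie in one component of $D$. The path between them in $\mathcal L'$ runs from $\mathcal C_1$ to $\mathcal C_2$ inside $\Gamma_u$ and so uses a frozen edge; thus they lie in different components of $D'$. With Lemma~\ref{lem:comp}(iv) this gives $c(D')>c(D)$, a contradiction. So each $u$ with $\ell_u>0$ has a single cluster; it has $L_{\mathcal C}=L_u$ and $r_{\mathcal C}=r_u$, as all legs remain unfrozen.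

Exactly one fat $u$ has loss $1$. By \eqref{eq:count2} its loss is
\[
N_{\mathcal C}-1+\sum_{w\text{ non-fat},\ \ell'_w\ge3}(\ell'_w-3).
\]
The vertices $w\in\mathcal C$ with $\ell'_w=2$ have $r'_w=1$ and contribute nothing to \eqref{eq:count}. If $N_{\mathcal C}=1$, then \eqref{eq:count} shows that the unique $w$ with $\ell'_w\ge3$ has $(\ell'_w,r'_w)=(\ell_u,r_u)$; it is fat, and the loss is $0$. So $N_{\mathcal C}=2$, and the two vertices $w_1,w_2$ are each fat or have three legs. Pick an edge $S$ on the path from $w_1$ to $w_2$ in $\mathcal C$; it is new and unfrozen. Let $D''$ be the restriction of $D'$ to $\mathcal L\cup\{S\}$, so $D'\le D''\le D$. With respect to $D'\le D''$, the vertices $S$ and $u$ of $D''$ each have a single cluster, namely one of the two pieces of $\mathcal C$ cut at $S$, and it carries all their legs. Each piece contains one $w_i$, so by \eqref{eq:count} the vertices $S,u$ of $D''$ have the leg numbers and ranks of $w_1,w_2$ in some order. So $D''$ is a splitting.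

\emph{Case $t(D')=t(D)-1$, $\mu(D')=\mu(D)$.} All losses vanish, so every fat $u$ has a single cluster with $L_{\mathcal C}=L_u$; in particular its legs are unfrozen in $D'$. Suppose $J'=J$ on $\mathcal L$. Then at a non-fat $u$ with $\ell_u>0$ all legs are unfrozen in $D'$ and attached to one cluster, by Lemma~\ref{lem:mu}(i). So any two legs at a vertex of $F_D$ are connected in $F_{D'}$, and $c(D')=c(D)$, a contradiction. Hence some edge $f$ of $\mathcal L$ is unfrozen in $D$ and frozen in $D'$ at an endpoint $\bar m$ of $J_f$. The face $R=Q_D\cap\{\xi(f)=\bar m\}$ is proper by Lemma~\ref{lem:comp}(i) and contains $Q_{D'}$, which has dimension $t(D)-1$. So $R$ is a facet, and a point $\xi_1$ in the relative interior of $Q_{D'}$ lies in the relative interior of $R$. The restriction of $D'=D(\mathcal L',\xi_1)$ to $\mathcal L$ is $D''=D(\mathcal L,\xi_1)$, and $Q_{D''}=R$ by Lemma~\ref{lem:faces}(ii). So $D''$ is a freezing.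
\end{proof}

\section{Charts across the divisors}\label{sec:charts}

To speak of residues, and to see the real picture, we need local coordinates at the generic point of each $X_{D'}$. The one-parameter families of Section~\ref{sec:conic} provide them, and they turn out to describe the whole open set $X_D\cap U_{D'}$.

\begin{proposition}\label{prop:chart}
Let $D'$ be a splitting or a freezing of $D$. There are a smooth irreducible affine variety $Z$, a coordinate function $s$ on $Z$ and a morphism $\Psi\colon Z\to\mathbb P^N$, all defined over $\mathbb Q$ and constructed below, such that $\Psi$ is an isomorphism onto $X_D\cap U_{D'}$ that maps $\{s\ne0\}$ isomorphically onto $X_D^\circ$ and $\{s=0\}$ isomorphically onto $X_{D'}^\circ$. Moreover $X_{D'}^\circ=X_D\cap P_{D'}$.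
\end{proposition}

In each case we shall verify:
\begin{enumerate}
\item[(1)] $\Psi(Z)\subset U_{D'}$; there are identifications $\{s\ne0\}=\mathrm{Mod}_D\times T_D$ and $\{s=0\}=\mathrm{Mod}_{D'}\times T_{D'}$ under which $\Psi$ is $\psi_D$, respectively $\psi_{D'}$, up to a shear;
\item[(2)] $\Psi^*\colon\mathcal O(U_{D'})\to\mathcal O(Z)$ is onto;
\item[(3)] $M_{D'}\ne M_D$.
\end{enumerate}
This suffices. By (2), $\Psi$ is a closed immersion into $U_{D'}$. Its image is closed and irreducible and contains $X_D^\circ$ as a dense subset, so it equals $X_D\cap U_{D'}$. The two isomorphisms follow from (1) and Proposition~\ref{prop:iso}. By (3), the points of $\Psi(Z)$ with support $M_{D'}$ are those with $s=0$. A function on $U_{D'}$ will always be written as a quotient of two products of equally many Pl\"ucker coordinates, with all factors of the denominator indexed by $M_{D'}$; it is a unit if the numerator has the same property.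

\subsection{The splitting chart}\label{sub:split}
Put $e=r'_S-1=m_S-\sum_{a\subset S}m_a$ and $n_1(I)=\sum_{a\in B_1}\varepsilon_a$ for $I\in M_D$. Then $|I\cap S|-m_S=n_1(I)-e$, so
\[
M_{D'}=\{I\in M_D:\ n_1(I)\in\{e,e+1\}\},\qquad r'_u=r_u-e.
\]
Admissibility of $D'$ gives $0\le e\le|B_1|-1$ and $1\le r'_u\le|B_2|$. Fatness of $u$ in $D$ gives a little more room:
\begin{equation}\label{eq:room}
\bigl[\,e\ge1\text{ and }r'_u\le|B_2|-1\,\bigr]\quad\text{or}\quad\bigl[\,e\le|B_1|-2\text{ and }r'_u\ge2\,\bigr].
\end{equation}
Otherwise we would have ($e=0$ or $r'_u=|B_2|$) and ($e=|B_1|-1$ or $r'_u=1$). As $|B_1|,|B_2|\ge2$, this leaves $e=0$, $r'_u=1$, that is $r_u=1$, or $e=|B_1|-1$, $r'_u=|B_2|$, that is $r_u=\ell_u-1$. Consequently, for distinct $a,a'\in B_1$ and distinct $b,b'\in B_2$,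
\begin{equation}\label{eq:K}
\text{there is }K\subset L_u\setminus\{a,a',b,b'\}\text{ with }|K|=r_u-2\text{ and }|K\cap B_1|\in\{e-1,e\}:
\end{equation}
take $(|K\cap B_1|,|K\cap B_2|)=(e-1,r'_u-1)$ in the first case of \eqref{eq:room} and $(e,r'_u-2)$ in the second. The set $B=K\cup\{b,b'\}$ in the first case, $B=K\cup\{a,a'\}$ in the second, meets $B_1$ in $e-1$ or $e+2$ elements, so $I_B$ from Lemma~\ref{lem:comp}(i) lies in $M_D\setminus M_{D'}$. This proves (3).

Choose distinct $a_0,a_1\in B_1$ and distinct $b_1,b_\infty\in B_2$, with $b_\infty=*$ if $*\in L_u$. Order the children of $u$ so that those in $S$ come first and $b_\infty$ comes last if it is a child. For $D'$ use the inherited orders, with $S$ first among the children of $u$; the relation $\prec$ is then the same for $D$ and $D'$, so $\mathrm{sgn}_{D'}=\mathrm{sgn}_D$. Let $Z^u$ be the variety of tuples $(s,(x_a)_{a\in B_1},(y_b)_{b\in B_2\setminus\{b_\infty\}})$ with $x_{a_0}=0$, $x_{a_1}=1$, $y_{b_1}=1$, the $x_a$ distinct, the $y_b$ distinct, and $sx_a\ne y_b$ for all $a,b$ (for $a=a_0$ this says $y_b\ne0$). It is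 a principal open subset of $\mathbb A^{\ell_u-3}$. Put
\[
Z=Z^u\times\prod_{w\ne u\ \mathrm{fat}}M_{0,L_w}\times T_D,
\]
with gauges at the $w$, and define $\Psi$ by $p_I=0$ for $I\notin M_D$ and, for $I\in M_D$,
\begin{gather*}
p_I=\mathrm{sgn}_D(I)\;t_I\;s^{\,g(n_1(I)-e)}\,R(I)\prod_{w\ne u\ \mathrm{fat}}V_w(I),\\
R(I)=\prod_{a<a'}(x_{a'}-x_a)^{\varepsilon_a\varepsilon_{a'}}\prod_{b<b'}(y_{b'}-y_b)^{\varepsilon_b\varepsilon_{b'}}\prod_{a,b}(y_b-sx_a)^{\varepsilon_a\varepsilon_b},
\end{gather*}
where $a,a'\in B_1$ and $b,b'\in B_2\setminus\{b_\infty\}$. Each $R(I)$ is a unit on $Z^u$.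

\begin{proof}[Proof of (1)]
For $I\in M_{D'}$ the exponent of $s$ is $0$, so $\Psi(Z)\subset U_{D'}$. For $s\ne0$ put $v_a=(1,sx_a)$, $v_b=(1,y_b)$, $v_{b_\infty}=(0,1)$. This identifies $\{s\ne0\}\subset Z^u$ with $M_{0,L_u}$ in the gauge $(a_0,b_1,b_\infty)\mapsto(0,1,\infty)$, the leg $a_1$ having position $s$. We have $V_u(I;v)=s^{g(n_1(I))}R(I)$, and by \eqref{eq:shift} the ratio $s^{g(n_1-e)}/s^{g(n_1)}$ is a monomial whose parameters are powers of $s$. So $\Psi$ is $\psi_D$ up to a shear.

The locus $\{s=0\}\subset Z^u$ is $M_{0,L'_S}\times M_{0,L'_u}$, where $S$ carries the vectors $(1,x_a)$, $v_*=(0,1)$ and $u$ carries $v_S=(1,0)$, $(1,y_b)$, $v_{b_\infty}=(0,1)$; the gauges are $(a_0,a_1,*)\mapsto(0,1,\infty)$ and $(S,b_1,b_\infty)\mapsto(0,1,\infty)$. At $s=0$, $p_I\ne0$ if and only if $I\in M_{D'}$. For such $I$ we have $n_1(I)=e+\varepsilon_S$, so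
\[
\prod_{a,b}y_b^{\varepsilon_a\varepsilon_b}=\prod_by_b^{\,e\varepsilon_b}\cdot\prod_b\det(v_S,v_b)^{\varepsilon_S\varepsilon_b},
\]
and therefore $R(I)|_{s=0}=\prod_by_b^{\,e\varepsilon_b}\cdot V'_S(I)\,V'_u(I)$. The first factor is a monomial with unit parameters. If $S$ or $u$ has three legs in $D'$, its moduli space is a point, all its determinants are $\pm1$, and its factor $V'$ is a monomial with constant parameters by Lemma~\ref{lem:vertex}(c). Since $T_{D'}=T_D$, the map $\Psi|_{s=0}$ is $\psi_{D'}$ up to a shear.
\end{proof}

\begin{proof}[Proof of (2)]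
The ring $\mathcal O(Z^u)$ is generated by $s$, $\mathcal O(M_{0,L'_S})$, $\mathcal O(M_{0,L'_u})$ and the inverses of $1-sx_a/y_b$ ($a\ne a_0$, $b\ne b_\infty$). We realize generators by \eqref{eq:cr}, which holds on $\{s\ne0\}$ and extends to $Z$ by density as soon as the left side is regular on $U_{D'}$. Let $(I_B)$ be a family compatible for $D$ at $u$, indexed by all $r_u$-subsets; $I_B\in M_{D'}$ if and only if $|B\cap B_1|\in\{e,e+1\}$.

\emph{Cross-ratios of $(x_a),\infty$, if $S$ is fat in $D'$.} Fix $K_2\subset B_2\setminus\{b_\infty\}$ with $|K_2|=r'_u-1\le|B_2|-1$. To a set of $r'_S=e+1$ legs of $S$ in $D'$ associate $B\subset L_u$ by replacing $*$ with $b_\infty$ and adding $K_2$. Then $|B|=r_u$ and $|B\cap B_1|\in\{e,e+1\}$. Applied to the four sets of \eqref{eq:cr} for the vertex $S$ of $D'$, this yields four sets of \eqref{eq:cr} for the vertex $u$ of $D$. We obtain units on $U_{D'}$ that pull back, up to sign, to the cross-ratios of the points $sx_a,\infty$, which are those of $x_a,\infty$.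

\emph{Cross-ratios of $0,(y_b),\infty$, if $u$ is fat in $D'$.} Fix $K_1\subset B_1\setminus\{a_0\}$ with $|K_1|=e\le|B_1|-1$. To a set of $r'_u$ legs of $u$ in $D'$ associate $B$ by replacing $S$ with $a_0$ and adding $K_1$. Again $|B|=r_u$ and $|B\cap B_1|\in\{e,e+1\}$, and $a_0$ has position $0$.

\emph{The function $s=\mathrm{cr}(a_1,b_1;a_0,b_\infty)$.} With $K$ from \eqref{eq:K}, the two denominator sets $Ka_1b_\infty$ and $Kb_1a_0$ meet $B_1$ in $|K\cap B_1|+1\in\{e,e+1\}$ elements.

\emph{The functions $1-sx_a/y_b=\mathrm{cr}(a,a_0;b,b_\infty)$.} With $K$ from \eqref{eq:K}, all four sets $Kab$, $Ka_0b_\infty$, $Kab_\infty$, $Ka_0b$ meet $B_1$ in $|K\cap B_1|+1$ elements, so we get a unit on $U_{D'}$.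

\emph{The other factors.} A fat vertex $w\ne u$ has the same sectors, legs and labels in $D$ and $D'$, so a family compatible for $D'$ at $w$ is compatible for $D$ and lies in $M_{D'}$; this gives the cross-ratios at $w$. So the image of $\Psi^*$ contains the functions on all factors other than $T_D$. Finally, Lemma~\ref{lem:comp}(ii) for $D'$ gives $I,I-i+i_A\in M_{D'}$, and $p_I/p_{I-i+i_A}$ pulls back to $t_i/t_{i_A}$ times a unit on those factors.
\end{proof}

\subsection{The freezing chart}\label{sub:freeze}
Let $\lambda(\xi)=|\xi(f)-\bar m|$, an affine function on $Q_D$, and $\lambda(I)=\lambda(\mathbf 1_I)\in\{0,1\}$. It vanishes exactly on $M_{D'}$, and (3) holds by Lemma~\ref{lem:comp}(i). Let $\iota(s)\in(\mathbb C^*)^n$ be equal to $s^{\pm1}$ on $f$ and $1$ elsewhere, with $+$ if $\bar m$ is the lower endpoint of $J_f$. It multiplies $p_I$ by $s^{\lambda(I)}$, up to a common factor.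

The edge $f$ is frozen in $D'$, so it is a union of components of $D'$. It is unfrozen in $D$, so one component $A$ of $D$ meets both $f$ and its complement. The partition of $D'$ refines that of $D$ and has one more part, so it is obtained by cutting $A$ into $A'=A\cap f$ and $A''=A\setminus f$, and the other components lie inside or outside $f$. Thus in $T_D$ the element $\iota(s)$ is $s^{\pm1}$ on $A'$ and $1$ elsewhere. Pick $i'\in A'$, $i''\in A''$ and let $T'=\{t_{i'}=t_{i''}\}\subset T_D$. Then $(s,t')\mapsto\iota(s)t'$ is an isomorphism $\mathbb C^*\times T'\to T_D$, with $s=(t_{i'}/t_{i''})^{\pm1}$, and the quotient map $T'\to T_{D'}$ is an isomorphism: normalizing $t_{i_A}=1$ with $i_A=i''$, the points of $T'$ are those that also have $t_{i'}=1$. Put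
\[
Z=\mathrm{Mod}_D\times T'\times\mathbb A^1_s,\qquad \Psi(\zeta,t',s)_I=\psi_D(\zeta,t')_I\;s^{\lambda(I)},
\]
where $\psi_D(\zeta,t')_I$ is the expression \eqref{eq:vertex} with the normalized representative of $t'$.

\begin{proof}[Proof of (1) and (2)]
We have $\Psi(Z)\subset U_{D'}$ because $\lambda=0$ on $M_{D'}$, and $\Psi(\zeta,t',s)=\psi_D(\zeta,\iota(s)t')$ for $s\ne0$. At $s=0$ we get \eqref{eq:vertex} for $D'$, because $D$ and $D'$ have the same tree, signs, fat vertices, legs of fat vertices and labels there. For (2): a family compatible for $D'$ at a fat $w$ is compatible for $D$ and lies in $M_{D'}$, so \eqref{eq:cr} puts $\mathcal O(\mathrm{Mod}_D)$ in the image of $\Psi^*$. The units $p_I/p_{I-i+j}$ with $I,I-i+j\in M_{D'}$ pull back to $t'_i/t'_j$ times units on $\mathrm{Mod}_D$, and by Lemma~\ref{lem:comp}(ii) they realize a basis of characters of $T'\cong T_{D'}$. For $I\in M_{D'}$ and $I'\in M_D\setminus M_{D'}$, the function $p_{I'}/p_I$ pulls back to $s$ times a unit on $\mathrm{Mod}_D\times T'$.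
\end{proof}

\begin{corollary}\label{cor:R1}
$X_D$ is smooth at the generic point of every prime divisor.
\end{corollary}

\begin{proof}
A prime divisor meets the smooth open set $X_D^\circ$ or, by Propositions~\ref{prop:classify} and~\ref{prop:chart}, a smooth open set $X_D\cap U_{D'}\cong Z$.
\end{proof}

\section{Positive parts}\label{sec:positive}

Let $\mathbb P^N_{\ge0}$ be the closed set of real points of $\mathbb P^N$ whose coordinates are all $\ge0$ up to a common sign. Put
\[
X_{D,>0}=X_D^\circ(\mathbb R)\cap\mathbb P^N_{\ge0},\qquad X_{D,\ge0}=\overline{X_{D,>0}},\qquad \mathcal P=\{D: X_{D,>0}\ne\emptyset\},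
\]
with the Euclidean closure. The set $X_{D,\ge0}$ is closed and semialgebraic, and lies in $\mathbb P^N_{\ge0}$.

In a gauge, $M_{0,L}(\mathbb R)$ is the complement of the hyperplanes $x_a=0$, $x_a=1$, $x_a=x_b$ in $\mathbb R^{|L|-3}$. Its components are open convex sets, one for each cyclic order of $L$ up to reversal. By \eqref{eq:crgauge} the signs of the cross-ratios determine the signs of $x_a$, $1-x_a$, $x_b-x_a$, and hence the component.

\begin{lemma}\label{lem:ball}
If $D\in\mathcal P$, then $X_{D,>0}$ is one connected component of $X_D^\circ(\mathbb R)\cong\mathrm{Mod}_D(\mathbb R)\times T_D(\mathbb R)$, hence diffeomorphic to an open ball. It is open in $X_D(\mathbb R)$ and Zariski dense in $X_D$.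
\end{lemma}

\begin{proof}
The signs of the ratios $p_I/p_{I'}$, $I,I'\in M_D$, are constant on the components of $X_D^\circ(\mathbb R)$, so $X_{D,>0}$ is a union of components. Let $p,p'\in X_{D,>0}$. By \eqref{eq:cr} their cross-ratios have the same signs, so they lie over the same component of $\mathrm{Mod}_D(\mathbb R)$. The components of $T_D(\mathbb R)\cong(\mathbb R^*)^{t(D)}$ are orthants, permuted transitively by $\{\pm1\}^n$. So $p'$ lies in the component of $\rho p$ for some $\rho\in\{\pm1\}^n$. Then $\rho p\in X_{D,>0}$, so $\rho_I$ is constant on $M_D$ and $\rho p=p$. Thus $X_{D,>0}$ is a single component, an open convex subset of $\mathbb R^{\dim X_D}$ in our coordinates. It is Zariski dense in $\mathrm{Mod}_D\times T_D$, which is open in affine space, and $X_D^\circ$ is open and dense in $X_D$.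
\end{proof}

For $D\in\mathcal P$, each fat vertex $u$ thus acquires a cyclic order on $L_u$, up to reversal.

\begin{lemma}\label{lem:D0pos}
For $2\le k\le n-2$ we have $X_{D_0,>0}=\theta_{k-1}(\mathrm{Gr}(2,n)_{>0})$, so $D_0\in\mathcal P$ and $X_{D_0,\ge0}=V(k,n)_{\ge0}$. The cyclic order on $[n]$ is the standard one.
\end{lemma}

\begin{proof}
A point of $\mathrm{Gr}(2,n)_{>0}$ has a representative with all $p_{ij}>0$; by \eqref{eq:vdm} its image has all $p_I>0$ and lies in $X_{D_0}\cap P_{D_0}=X_{D_0}^\circ$. Conversely, $X_{D_0,>0}$ contains the point $z_i=i$, $\tau_i=1$. The root is fat, so by Lemma~\ref{lem:ball} all points of $X_{D_0,>0}$ have the standard cyclic order and can be written with real $z_1<\dots<z_n$ and real $\tau$. Then $q_I>0$, so $\tau_I$ has constant sign, and by Lemma~\ref{lem:comp}(iii) all $\tau_i$ have the same sign, which we may take to be positive. With $\alpha_i=\tau_i^{1/(k-1)}>0$, the matrix with columns $(\alpha_i,\alpha_iz_i)$ has $p_{ij}=\alpha_i\alpha_j(z_j-z_i)>0$ and maps to the given point.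
\end{proof}

The interior of the closure of an open set may be larger than the set. The next lemma excludes this, at boundary points of any codimension.

\begin{lemma}\label{lem:wall}
Let $p\in X_D(\mathbb R)\cap\mathbb P^N_{\ge0}$ with $p\notin X_D^\circ$. Every neighborhood of $p$ in $X_D(\mathbb R)$ contains a point that is not in $\mathbb P^N_{\ge0}$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:strata}, $p\in X_{D'}^\circ$ for some $D'\le D$, and $M_{D'}\ne M_D$ since $p\notin X_D\cap P_D$.

\emph{Case $t(D')<t(D)$.} We use a sign change that fixes $p$. By Lemma~\ref{lem:comp}(iv) some component $A'$ of $D'$ is properly contained in a component $A$ of $D$. Let $\rho=-1$ on $A'$ and $+1$ elsewhere. As $|I\cap A'|$ is constant on $M_{D'}$, $\rho p=p$. Let $p(\sigma)\to p$ be a curve in $X_D^\circ(\mathbb R)$ as in Proposition~\ref{prop:limit}; then also $\rho p(\sigma)\to p$. By Lemma~\ref{lem:comp}(ii) with $i\in A'$, $j\in A\setminus A'$ there are $I,I-i+j\in M_D$, and $\rho_I=-\rho_{I-i+j}$. So the ratio $p_I/p_{I-i+j}$ has opposite nonzero signs at $p(\sigma)$ and $\rho p(\sigma)$,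 and one of the two points is not in $\mathbb P^N_{\ge0}$.

\emph{Case $t(D')=t(D)$.} We use a collision parameter of either sign. By Lemma~\ref{lem:faces}(i), $J'=J$ on $\mathcal L$. Remove the new members one at a time, obtaining admissible data $D'=D_{(0)}\le D_{(1)}\le\dots\le D_{(r)}=D$. Let $j$ be the first index with $M_{D_{(j+1)}}\ne M_{D_{(j)}}$, put $\tilde D'=D_{(j)}$, $\tilde D=D_{(j+1)}$, and let $S$ be the member removed in this step. Then $M_{\tilde D'}=M_{D'}$, so $p\in X_{\tilde D'}\cap P_{\tilde D'}=X_{\tilde D'}^\circ$; also $X_{\tilde D}\subset X_D$. The edge $S$ is unfrozen in $\tilde D'$: otherwise $\xi(S)$ would be constant on the affine span of $Q_{D'}$, which contains $Q_{\tilde D}$, and removing $S$ would change nothing.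

Let $u$ be the parent of $S$, and write $p$ as a point of $X_{\tilde D'}^\circ$ with real $z',\tau$. For small real $s\ne0$ of either sign put $z^u_a(s)=z'^{\,u}_S+s\,z'^{\,S}_a$ for the children $a$ of $S$ and leave the other positions unchanged. Multiply $\tau_i$ by $s^{m_a-m_S}$ for $i\in a\subset S$. The order of $p_I(s)$ is
\[
g(|I\cap S|)-m_S|I\cap S|-\sum_{a\subset S}\bigl(g(|I\cap a|)-m_a|I\cap a|\bigr),
\]
which by \eqref{eq:shift} and \eqref{eq:lin} equals $g(|I\cap S|-m_S)$ plus a constant on $M_{\tilde D}$. So we have points of $X_{\tilde D}^\circ(\mathbb R)$ with $p_I(s)=s^{g(|I\cap S|-m_S)}(q'_I\tau_I+O(s))$ for $I\in M_{\tilde D}$, and they tend to $p$ as $s\to0^\pm$.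

We need an $I_1$ with odd exponent. Some $I\in M_{\tilde D}$ has $|I\cap S|-m_S\notin\{0,1\}$. By basis exchange in the matroid $M_{\tilde D}$ (for bases $I\ne I'$ and $i\in I\setminus I'$ there is $j\in I'\setminus I$ with $I-i+j$ a basis), $I$ is joined to any $I'\in M_{\tilde D'}$ by a chain of bases along which $|I\cap S|$ changes by at most $1$ per step. So some $I_1\in M_{\tilde D}$ has $|I_1\cap S|-m_S\in\{-1,2\}$, where $g=1$. Then $p_{I_1}(s)/p_{I'}(s)$ changes sign with $s$, so the points for $s$ and $-s$ are not both in $\mathbb P^N_{\ge0}$.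
\end{proof}

\begin{proposition}\label{prop:boundary}
Let $D\in\mathcal P$.
\begin{enumerate}
\item[(a)] The interior of $X_{D,\ge0}$ in $X_D(\mathbb R)$ is $X_{D,>0}$, and $\partial X_{D,\ge0}\subset X_D\setminus X_D^\circ$.
\item[(b)] Let $D'$ be a splitting or a freezing of $D$. Then $X_{D'}$ is a boundary component if and only if $X_{D,\ge0}$ meets $X_{D'}^\circ$. In that case $D'\in\mathcal P$, $(X_{D'})_{\ge0}=X_{D',\ge0}$, and near each point of $X_{D',>0}$ the set $X_{D,\ge0}$ is $\{s\ge0\}$ or $\{s\le0\}$ in the chart, with the same sign along all of $X_{D',>0}$. Every boundary component is such an $X_{D'}$.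
\item[(c)] For a splitting, $X_{D,\ge0}$ meets $X_{D'}^\circ$ if and only if $B_1$ is a cyclic interval of $L_u$; the cyclic orders of $D'$ at $S$ and $u$ (where these are fat) are then obtained by collapsing $B_2$, respectively $B_1$, to one element, and the other orders are unchanged. For a freezing, $X_{D,\ge0}$ always meets $X_{D'}^\circ$, and all cyclic orders are unchanged.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The set $X_{D,>0}$ is open in $X_D(\mathbb R)$. Since $X_{D,\ge0}\subset\mathbb P^N_{\ge0}$, we have $X_{D,\ge0}\cap X_D^\circ=X_{D,>0}$, and by Lemma~\ref{lem:wall} no point outside $X_D^\circ$ is interior.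

(b) Suppose $W=X_{D,\ge0}\cap X_{D'}^\circ$ is nonempty. It lies in $X_{D',>0}$, so $D'\in\mathcal P$, and it is closed there. In the manifold $Z(\mathbb R)$, the set $X_{D,>0}$ is a component of $\{s\ne0\}$. A small coordinate ball around a point of $\{s=0\}$ is cut into two half-balls, each contained in or disjoint from $X_{D,>0}$. If the center is in $W$, one half-ball is contained, so all points of the ball with $s=0$ are in $W$. Thus $W$ is open and closed in the connected set $X_{D',>0}$, and $W=X_{D',>0}$. By Lemma~\ref{lem:wall} not both half-balls are contained in $X_{D,>0}$; the side is locally constant, hence constant.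

The Zariski closure of $\partial X_{D,\ge0}$ lies in the proper closed subset $X_D\setminus X_D^\circ$ and contains $X_{D'}$, because $X_{D',>0}\subset\partial X_{D,\ge0}$ is Zariski dense in $X_{D'}$. As $\dim X_{D'}=\dim X_D-1$, $X_{D'}$ is a boundary component. The interior of $X_{D'}(\mathbb R)\cap X_{D,\ge0}$ in $X_{D'}(\mathbb R)$ contains $X_{D',>0}$; it contains no point outside $X_{D'}^\circ$, by Lemma~\ref{lem:wall} for $D'$; and its part in $X_{D'}^\circ$ lies in $W$. So it equals $X_{D',>0}$, and $(X_{D'})_{\ge0}=X_{D',\ge0}$.

Conversely, a boundary component $H$ is a prime divisor disjoint from $X_D^\circ$, so it has the form $X_{D'}$ by Proposition~\ref{prop:classify}. Since $H$ is an irreducible component of the Zariski closure of $\partial X_{D,\ge0}$, the set $H\cap\partial X_{D,\ge0}$ is Zariski dense in $H$. So it meets $X_{D'}^\circ$ for every $D'$ with $X_{D'}=H$.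

(c) \emph{Splitting.} Suppose points of $X_{D,>0}$ converge to a point of $X_{D'}^\circ$. In the chart, $s\to0$ and the other coordinates converge in $Z$. For small $|s|$ the positions $sx_a$ are close to $0$, while the $y_b$ and $\infty$ stay away from $0$; so $B_1$ is a cyclic interval. The cyclic orders of $(x_a),\infty$ and of $0,(y_b),\infty$ are the restrictions of the order of $L_u$ to $B_1\cup\{b_\infty\}$ and $\{a_0\}\cup B_2$, that is, the collapsed orders. These configurations, and those at the other fat vertices, converge inside their moduli spaces, so the limits have the same orders.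

Conversely, let $B_1$ be a cyclic interval and take a point of $X_{D,>0}$ with chart coordinate $s=s_0$. Since the position $\infty$ belongs to $B_2$, the convex hull of the real numbers $s_0x_a$ contains no $y_b$; it contains $0=s_0x_{a_0}$. So replacing $s_0$ by $\sigma s_0$, $\sigma\in[0,1]$, and keeping the other coordinates, we stay in $Z(\mathbb R)$. For $\sigma>0$ the path lies in $X_D^\circ(\mathbb R)$, hence in the component $X_{D,>0}$, and its endpoint lies in $X_{D,\ge0}\cap X_{D'}^\circ$.

\emph{Freezing.} Use the path $\Psi(\zeta,t',\sigma s_0)$; the point $\zeta\in\mathrm{Mod}_D=\mathrm{Mod}_{D'}$ does not change along it.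
\end{proof}

\section{The forms $\Omega_D$ and their residues}\label{sec:forms}

Each chart comes with its own gauge, so we need the Parke--Taylor form in a gauge-independent way. Let $L$ be a cyclically ordered set with $m\ge3$ elements. On the space of configurations $(x_\ell)$ of distinct points consider
\[
\Xi=\frac{\bigwedge_\ell dx_\ell}{\prod_{\ell}(x_{\ell+1}-x_\ell)},
\]
the product being cyclic. For $\phi(x)=\frac{ax+b}{cx+d}$ of determinant $\Delta$ we have $\phi'(x)=\Delta/(cx+d)^2$ and $\phi(x)-\phi(y)=\Delta(x-y)/((cx+d)(cy+d))$; each $\ell$ occurs in two denominators, so $\Xi$ is $\mathrm{PGL}_2$-invariant. Contract $\Xi$ with the vector fields $\sum\partial_\ell$, $\sum x_\ell\partial_\ell$, $\sum x_\ell^2\partial_\ell$ that generate the action. The group acts on their wedge product through the character $\det\mathrm{Ad}$, which is trivial since $\mathrm{PGL}_2$ has no nontrivial characters. So the contraction is invariant and vanishes on vectors tangent to the orbits; it descends to a form $\omega_L$ on $M_{0,L}$. On the slice where $x_\alpha,x_\beta,x_\gamma$ are fixed,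 only the term that contracts $dx_\alpha,dx_\beta,dx_\gamma$ survives, and it contributes the Vandermonde factor $\pm(x_\alpha-x_\beta)(x_\beta-x_\gamma)(x_\gamma-x_\alpha)$. Take the slice $(0,1,\varrho)$ and let $\varrho\to\infty$. The M\"obius map $x\mapsto(1-\varrho)x/(x-\varrho)$ to the gauge $(0,1,\infty)$ tends to the identity, and the factor $\varrho^2$ of the Vandermonde cancels against the two denominators involving $\gamma$. So in \emph{every} gauge $(\alpha,\beta,\gamma)\mapsto(0,1,\infty)$,
\begin{equation}\label{eq:PT}
\omega_L=\pm\bigwedge_{\ell\ne\alpha,\beta,\gamma}dx_\ell\Big/\prod{}'\,(x_{\ell+1}-x_\ell),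
\end{equation}
where the two factors involving $\gamma$ are omitted. Hence $\omega_L$ is regular and nowhere zero on $M_{0,L}$, it equals $\pm1$ for $m=3$, reversing the order changes at most its sign, and $\omega_{[n]}=\pm\omega_{PT}$.

Let $\omega_{T_D}$ be the wedge product of the $d\log\chi$ over a basis of characters; it is well defined up to sign. For any choice of cyclic orders at the fat vertices put
\[
\Omega_D=\pm\bigwedge_{u\ \mathrm{fat}}\omega_{L_u}\wedge\omega_{T_D}\qquad\text{on }X_D^\circ\cong\mathrm{Mod}_D\times T_D .
\]
It is regular and nowhere zero on $X_D^\circ$, and invariant under the torus. It is also invariant under shears: a shear adds to $d\log\chi$ a form pulled back from $\mathrm{Mod}_D$, which is killed by the top-degree factor $\bigwedge\omega_{L_u}$. For $D\in\mathcal P$ we use the cyclic orders of $X_{D,>0}$ and, given an orientation of $X_{D,>0}$, fix the sign so that the real form $\Omega_D$ is positive there.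

For $\emptyset\ne B\subsetneq L$ let $\mathrm{arc}(B)$ be the number of maximal cyclic intervals contained in $B$. Then $\mathrm{arc}(B)=\mathrm{arc}(L\setminus B)$, the number of adjacent pairs within $B$ is $|B|-\mathrm{arc}(B)$, and $\mathrm{arc}(B)=1$ if and only if $B$ is a cyclic interval.

\begin{proposition}\label{prop:res}
\begin{enumerate}
\item[(i)] Let $D$ be any datum, with any cyclic orders. For a splitting, $\mathrm{ord}_{X_{D'}}\Omega_D=\mathrm{arc}(B_1)-2$, which is $-1$ if $B_1$ is a cyclic interval and $\ge0$ otherwise. For a freezing, $\mathrm{ord}_{X_{D'}}\Omega_D=-1$.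
\item[(ii)] For $D\in\mathcal P$, the form $\Omega_D$ has poles exactly along the boundary components of $(X_D,X_{D,\ge0})$. They are simple, and $\mathrm{Res}_{X_{D'}}\Omega_D=\Omega_{D'}$ for the induced orientation.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Splitting.} In the gauge $(a_0,b_1,b_\infty)\mapsto(0,1,\infty)$ the positions are $s$ for $a_1$, $sx_a$, and $y_b$. We have $ds\wedge\bigwedge d(sx_a)=s^{|B_1|-2}ds\wedge\bigwedge dx_a$, and each adjacent pair in $B_1$ gives a factor $s$ in the denominator of \eqref{eq:PT}. So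
\[
\omega_{L_u}=\pm\,s^{\mathrm{arc}(B_1)-2}\,H^{-1}\,ds\wedge\bigwedge_{a\ne a_0,a_1}dx_a\wedge\bigwedge_{b\ne b_1,b_\infty}dy_b,
\]
where $H$ is the product of the factors $x_{a'}-x_a$, $y_{b'}-y_b$ and $y_b-sx_a$ over adjacent pairs not involving $b_\infty$; it is a unit on $Z^u$. By shear invariance we may use the torus coordinates of the chart, and the remaining factors of $\Omega_D$ form a regular nowhere vanishing top form on the other factors of $Z$. This gives the order. If $B_1$ is an interval, then in $H|_{s=0}$ the factors $x_{a'}-x_a$ form the denominator of $\omega_{L'_S}$ for the collapsed order, with $*$ at $\infty$. The factors $y_{b'}-y_b$, and the factors $y_b=y_b-0$ for the two ends $b$ of the interval $B_2$ (if different from $b_\infty$), form the denominator of $\omega_{L'_u}$, with $S$ at $0$. So the residue of $\omega_{L_u}$ is $\pm\omega_{L'_S}\wedge\omega_{L'_u}$. With $T_{D'}=T_D$, shear invariance for $D'$ and Proposition~\ref{prop:boundary}(c), we get $\mathrm{Res}\,\Omega_D=\pm\Omega_{D'}$ for $D\in\mathcal P$.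

\emph{Freezing.} Here $\omega_{T_D}=\pm\frac{ds}s\wedge\omega_{T'}$, so the order is $-1$ and the residue is $\pm\Omega_{D'}$.

For (ii): $\Omega_D$ is regular on $X_D^\circ$, so by Proposition~\ref{prop:classify} and (i) its poles lie along the freezings and the splittings with $B_1$ an interval, and these are the boundary components by Proposition~\ref{prop:boundary}(b),(c). For the sign, replace $s$ by $-s$ if necessary so that $s>0$ on $X_{D,>0}$ near $X_{D',>0}$, and write $\Omega_D=\frac{ds}s\wedge\eta$ with $\eta$ regular. This is positive for small $s>0$, so $\eta|_{s=0}$ is nonnegative for the induced orientation. It equals $\pm\Omega_{D'}$, which is nowhere zero, so it is positive.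
\end{proof}

\section{No top forms without poles}\label{sec:unique}

The idea is visible for $X_{D_0}=\mathrm{Gr}(2,n)$, $n\geq 4$. Write a form without poles as $h\Omega_{D_0}$ with $h$ a weight vector for the torus, and pull $h$ back to a function $G(v_1,\dots,v_n)$ of the columns. It is homogeneous in each $v_i$, of total degree $0$. To cancel the poles of $\Omega_{D_0}$ it must have no pole along $\det(v_i,v_j)=0$ and vanish there when $i,j$ are adjacent. So $G/\prod_i\det(v_i,v_{i+1})$ is a polynomial of total degree $-2n$, hence zero. In general we run this argument at one fat vertex, using only the splittings that cut off two legs. One point needs care: the limit in which two vectors simply become parallel ($e=0$) need not be a divisor. In $V(3,5)=\mathrm{Gr}(3,5)$, for example, two parallel columns is a condition of codimension two. In such cases we use $e=1$.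

We use that a rational function, or top form, on a smooth variety is regular if it has no pole along any prime divisor.

\begin{proposition}\label{prop:vanish}
Let $D$ be admissible with $\dim X_D\ge1$. A rational top form $\eta$ on $X_D$ without poles along any prime divisor is zero.
\end{proposition}

\begin{proof}
Choose any cyclic orders at the fat vertices. As $\eta$ is regular on $X_D^\circ$, we have $\eta=h\Omega_D$ with $h\in\mathcal O(X_D^\circ)$ and
\begin{equation}\label{eq:ord}
\mathrm{ord}_E\,h\ge-\mathrm{ord}_E\,\Omega_D\quad\text{for all }E=X_{D'},\ D'\text{ a splitting or a freezing.}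
\end{equation}
Suppose $h\ne0$. Write $h=\sum_\chi h_\chi$ as a finite sum of weight vectors, $h_\chi(\tau p)=\chi(\tau)h_\chi(p)$ with $\chi$ a character of $T_D$. By linear independence of characters, each $h_\chi$ is a linear combination of translates of $h$. The torus preserves each $E$, so translates satisfy \eqref{eq:ord}, and so does $h_\chi$. We may therefore assume that $h\neq0$ has weight $\chi\in\mathbb Z^n$, with $\chi(A)=0$ for every component $A$.

\emph{Case 1: no vertex is fat.} Then $X_D^\circ\cong T_D$, $h$ is a constant multiple of $\chi$, and $\dim Q_D=\dim X_D\ge1$. By Lemma~\ref{lem:faces}(ii) every facet $R$ of $Q_D$ is $Q_{D'}$ for a freezing $D'$. Let $\lambda_R=|\xi(f)-\bar m|$ be as in Section~\ref{sub:freeze}, with linear part $\xi\mapsto\pm\xi(f)$. In the chart, $h(\Psi(t',s))=\chi(\iota(s))\,h(\Psi(t',1))=s^{\pm\chi(f)}\cdot(\text{unit})$, with the same sign. By \eqref{eq:ord} and Proposition~\ref{prop:res}(i), $\pm\chi(f)\ge1$; that is, $\lambda_R$ strictly increases in the direction $\chi$, for every facet $R$. In particular $\chi\ne0$. By Lemma~\ref{lem:comp}(iii),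 $\chi$ is parallel to the affine span of $Q_D$, in which $Q_D=\{\lambda_R\ge0\ \forall R\}$ with the $\lambda_R$ extended affinely. So $Q_D$ contains a ray in the direction $\chi$, which is impossible for a polytope.

\emph{Case 2: $u$ is fat}, with $\ell=\ell_u\ge4$ and $r=r_u$. Put $\chi_a=\chi(a)$ for a child $a\in L_u$ and $\chi_*=-\chi(u)$. Frozen edges and $[n]$ are unions of components, so $\chi$ vanishes on them, and $\chi(u)=\sum_{a\text{ child}}\chi(a)$ gives $\sum_{\alpha\in L_u}\chi_\alpha=0$. Multiplying all $p_I$ by $C^{\varepsilon_\alpha}$ is, up to a common factor, the action of the element equal to $C$ on $\alpha$ (to $C^{-1}$ on $u$ if $\alpha=*$) and $1$ elsewhere. Hence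
\begin{equation}\label{eq:weight}
\text{multiplying all $p_I$ by $C^{\varepsilon_\alpha}$ multiplies $h$ by $C^{\chi_\alpha}$.}
\end{equation}

Let $\mathcal V\subset(\mathbb C^2)^{L_u}$ be the open set of pairwise independent families. Fix $v^w$ at the other fat vertices, let $\Pi(v)\in X_D^\circ$ be the point \eqref{eq:vertex} with $v^u=v$ and $t=1$, and put $G=h\circ\Pi\in\mathcal O(\mathcal V)$. Every point of $X_D^\circ$ is a torus translate of such a point, so we can choose the $v^w$ with $G\ne0$. By Lemma~\ref{lem:vertex}(b) and \eqref{eq:weight}, $G$ is homogeneous of degree $(r-1)\chi_\alpha$ in $v_\alpha$.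

\emph{The splittings.} Put $e=0$ if $r\le\ell-3$ or $\ell=4$ (then $r=2$), and $e=1$ otherwise (then $r=\ell-2\ge3$). This $e$ is the same for all pairs of legs. Let $\alpha\ne\beta$ be legs. Of the two sets $\{\alpha,\beta\}$ and $L_u\setminus\{\alpha,\beta\}$ let $B_1$ be one that does not contain $*$, let $B_2$ be the other, and let $S$ be the union of the children in $B_1$. Both sets have at least two elements, so $B_2$ contains a child; hence $S\subsetneq u$ and $S\notin\mathcal L$. Let $D'$ be obtained by adding $S$ with $J_S=[m_S,m_S+1]$, where $m_S-\sum_{a\subset S}m_a$ is $e$ if $B_1=\{\alpha,\beta\}$ and $r-e-1$ otherwise. By the rank formulas at the start of Section~\ref{sub:split}, in both cases the vertex on the side of $\{\alpha,\beta\}$ has $3$ legs and rank $e+1\in\{1,2\}$, the other has $\ell-1$ legs and rank $r-e$, and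
\[
M_{D'}=\{I\in M_D:\ \varepsilon_\alpha+\varepsilon_\beta\in\{e,e+1\}\}.
\]
If $e=0$, the second vertex has $2\le r\le(\ell-1)-2$, or three legs and rank $2$. If $e=1$, it has $2\le r-1=(\ell-1)-2$. So $D'$ is admissible by Lemma~\ref{lem:labels}(ii), and it is a splitting. Let $E=X_{D'}$. By Proposition~\ref{prop:res}(i), $\mathrm{ord}_E\Omega_D=\mathrm{arc}(\{\alpha,\beta\})-2$ is $-1$ if $\alpha,\beta$ are adjacent and $0$ otherwise.

\emph{The order of $G$ along $\det(v_\alpha,v_\beta)=0$.} Say $\alpha<\beta$ and put $\Delta=\det(v_\alpha,v_\beta)$. Let $\mathcal V_{\alpha\beta}\supset\mathcal V$ be the open set where all determinants other than $\Delta$ are nonzero. Define $\Pi_e$ on $\mathcal V_{\alpha\beta}$ by the formula for $\Pi$ with the factor $\Delta^{\varepsilon_\alpha\varepsilon_\beta}=\Delta^{g(\varepsilon_\alpha+\varepsilon_\beta)}$ replaced by $\Delta^{g(\varepsilon_\alpha+\varepsilon_\beta-e)}$. By \eqref{eq:shift}, on $\mathcal V$ the point $\Pi_e(v)$ arises from $\Pi(v)$ by multiplying $p_I$ by $\Delta^{-e(\varepsilon_\alpha+\varepsilon_\beta)}$, so $\Pi_e(\mathcal V)\subset X_D^\circ$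 and, by \eqref{eq:weight},
\[
h\circ\Pi_e=\Delta^{-e(\chi_\alpha+\chi_\beta)}\,G\qquad\text{on }\mathcal V.
\]
For $I\in M_{D'}$ the coordinate $p_I(\Pi_e(v))$ is nonzero on all of $\mathcal V_{\alpha\beta}$, so $\Pi_e$ is a morphism $\mathcal V_{\alpha\beta}\to X_D\cap U_{D'}\cong Z$. The chart coordinate
\[
s=\mathrm{cr}(a_1,b_1;a_0,b_\infty)=\frac{\det(v_{a_1},v_{a_0})\det(v_{b_1},v_{b_\infty})}{\det(v_{a_1},v_{b_\infty})\det(v_{b_1},v_{a_0})}
\]
pulls back to $\Delta$ times a unit on $\mathcal V_{\alpha\beta}$, because $\{\alpha,\beta\}$ is $\{a_0,a_1\}$ or $\{b_1,b_\infty\}$. Let $m=\mathrm{ord}_E\,h$. The function $s^{-m}h$ is regular on $\{s\ne0\}$ and has order $0$ along the irreducible divisor $\{s=0\}$ of the smooth variety $Z$, so it is regular on $Z$. Hence $h\circ\Pi_e$ is $\Delta^m$ times a regular function on $\mathcal V_{\alpha\beta}$, which meets the irreducible divisor $\{\Delta=0\}$. With \eqref{eq:ord},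
\[
\mathrm{ord}_{\Delta=0}\,G\ \ge\ e(\chi_\alpha+\chi_\beta)+\begin{cases}1&\alpha,\beta\text{ adjacent},\\0&\text{otherwise.}\end{cases}
\]

\emph{The degree count.} The function
\[
F=G\Big/\Bigl(\prod_{\alpha\ \mathrm{cyclic}}\det(v_\alpha,v_{\alpha+1})\cdot\prod_{\alpha<\beta}\det(v_\alpha,v_\beta)^{e(\chi_\alpha+\chi_\beta)}\Bigr)
\]
is regular on $\mathcal V$ and has no pole along the divisors $\det(v_\alpha,v_\beta)=0$, which make up the complement of $\mathcal V$. So $F$ is a nonzero polynomial on $(\mathbb C^2)^{L_u}$, homogeneous in each $v_\alpha$, of degree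
\[
(r-1)\chi_\alpha-2-e\sum_{\beta\ne\alpha}(\chi_\alpha+\chi_\beta)=(r-1)\chi_\alpha-2-e(\ell-2)\chi_\alpha,
\]
where we used $\sum_{\beta\ne\alpha}\chi_\beta=-\chi_\alpha$. These degrees are nonnegative, but their sum is $-2\ell<0$, a contradiction.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{theorem}\label{thm:XD}
Let $n\ge3$ and $1\le k\le n-1$. For every $D\in\mathcal P$, the pair $(X_D,X_{D,\ge0})$ is a positive geometry with canonical form $\Omega_D$. Its boundary components are the $X_{D'}$ with $D'$ a freezing of $D$, or a splitting of $D$ for which $B_1$ is a cyclic interval.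
\end{theorem}

\begin{proof}
We use induction on $d=\dim X_D$. The variety $X_D$ is irreducible, projective and defined over $\mathbb Q$ (Proposition~\ref{prop:iso}); $X_{D,\ge0}$ is closed, semialgebraic, and the closure of its interior $X_{D,>0}$, an open ball (Lemma~\ref{lem:ball}, Proposition~\ref{prop:boundary}(a)). Fix an orientation. If $d=0$, then $X_D=X_{D,\ge0}$ is a point and $\Omega_D=\pm1$. Let $d>0$. By Proposition~\ref{prop:boundary}(b),(c) the boundary components are as stated, with $D'\in\mathcal P$ and $(X_{D'})_{\ge0}=X_{D',\ge0}$; by induction they are positive geometries with canonical forms $\Omega_{D'}$. By Proposition~\ref{prop:res}(ii), $\Omega_D$ satisfies condition (ii) of the definition. If $\Omega$ is another form satisfying it, then along each boundary component $\Omega$ and $\Omega_D$ have simple poles with the same residue, so their difference has no pole there, and neither form has other poles. By Proposition~\ref{prop:vanish}, $\Omega=\Omega_D$.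
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $V(k,n)=X_{D_0}$ by Section~\ref{sec:XD}, and $D_0\in\mathcal P$, $V(k,n)_{\ge0}=X_{D_0,\ge0}$ by Lemma~\ref{lem:D0pos}. Apply Theorem~\ref{thm:XD}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) This follows from Proposition~\ref{prop:boundary}(a), Lemmas~\ref{lem:ball} and~\ref{lem:D0pos}, and Corollary~\ref{cor:R1}; the dimension is $\mu(D_0)+t(D_0)=(n-3)+(n-1)$.

(b) Since $P_{D_0}=\{p_I\ne0\ \forall I\}$, we have $V^\circ=X_{D_0}^\circ\cong M_{0,n}\times T$ with $T=(\mathbb C^*)^n/\mathbb C^*$, and $\Omega(V)=\Omega_{D_0}=\pm\omega_{PT}\wedge\omega_T$ by Theorem~\ref{thm:XD} and Lemma~\ref{lem:D0pos}. Since $n\ge4$, this applies to $k=2$, where $\theta_1$ is the identity: on $\mathrm{Gr}(2,n)^\circ=\{p_{ij}\ne0\}\cong M_{0,n}\times T$ the canonical form of $\mathrm{Gr}(2,n)_{\ge0}$ is given by the same formula. Fix a gauge $v=(v_i)$. The point $(v,\alpha)$ of $\mathrm{Gr}(2,n)^\circ$ has columns $\alpha_iv_i$, and by \eqref{eq:vdm} its image has $p_I=\prod_{i\in I}\alpha_i^{k-1}\prod_{i<j\in I}\det(v_i,v_j)$.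 So $\theta$ is $(v,\alpha)\mapsto(v,\alpha^{k-1})$, an \'etale covering $\mathrm{Gr}(2,n)^\circ\to V^\circ$ of degree $(k-1)^{n-1}$. It maps each orthant of $T(\mathbb R)$ diffeomorphically onto an orthant, so it restricts to a diffeomorphism from $\mathrm{Gr}(2,n)_{>0}$ onto the interior of $V(k,n)_{\ge0}$. It multiplies each of the $n-1$ factors of $\omega_T$ by $k-1$, so $\theta^*\Omega(V)=(k-1)^{n-1}\Omega(\mathrm{Gr}(2,n)_{\ge0})$ for matched orientations. Finally $\theta_*\theta^*\Omega(V)=(\deg\theta)\,\Omega(V)=(k-1)^{n-1}\Omega(V)$, which gives $\theta_*\Omega(\mathrm{Gr}(2,n)_{\ge0})=\Omega(V)$.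

(c) The only vertex of $D_0$ is the root; it is fat, and all edges are its legs. A freezing would freeze such a leg, so there is none. A splitting adds one member $S=B_1$ with $J_S=[e,e+1]$, and $M_{D'}=\{I:e\le|I\cap S|\le e+1\}$. By Example~\ref{ex:D0}, $S$ has $|S|+1$ legs and rank $e+1$. It has three legs and is admissible if and only if $|S|=2$ and $e+1\in\{1,2\}$, and it is fat if and only if $2\le e+1\le|S|-1$. This is the first condition. The root has $|S^c|+1$ legs and rank $(k-1-e)+1$, which gives the second condition in the same way. By Theorem~\ref{thm:XD} the boundary components are the $X_{D'}$ with $S$ a cyclic interval, and by Proposition~\ref{prop:chart}, $X_{D'}$ is the closure of $X_{D'}^\circ=V(k,n)\cap P_{D'}=\{p\in V(k,n):M(p)=M_{D'}\}$. This depends only on $M_{D'}$, and $e\le|I\cap S|\le e+1$ is equivalent to $k-1-e\le|I\cap S^c|\le k-e$.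

(d) Apply Theorem~\ref{thm:XD} repeatedly.
\end{proof}

\begin{remark}
The hypothesis $2\le k\le n-2$ enters only through the fatness of the root of $D_0$. For $k=n-1\ge2$ the root has $r=\ell-1$, so $X_{D_0}^\circ$ is a torus of dimension $n-1$ and $V(n-1,n)=\mathrm{Gr}(n-1,n)$; the dimension is no longer $2n-4$ when $n>3$. At the ends of the range, $k=2$ and $k=n-2$, Theorem~\ref{thm:structure}(a) gives $\dim V(k,n)=k(n-k)$, so $V(k,n)$ is the whole Grassmannian.
\end{remark}

\begin{thebibliography}{1}

\bibitem{SV}
Dawei Shen and Emanuele Ventura, \emph{The ABCT Variety $V(3,n)$ is a Positive Geometry}, arXiv:2603.09365 (2026).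

\end{thebibliography}
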